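\title{Prescribed families of blow-ups in a two-phase free boundary problem for harmonic measure}

\begin{abstract}
Let $\Omega^\pm\subset\mathbb{R}^n$ be complementary NTA domains whose harmonic measures are mutually absolutely continuous, with density $h$ satisfying $\log h\in C(\partial\Omega)$. The blow-ups of $\partial\Omega$ at a point are zero sets of homogeneous harmonic polynomials of one degree $d$. We ask whether every compact connected family of degree $d$ homogeneous harmonic polynomials with NTA positivity and negativity sets gives the family of all blow-ups at some point of such a boundary. For $n\ge3$ and $d\ge2$, the answer is yes exactly when $n=3$ or $d=2$. For $n\ge4$ and $d\ge3$ we construct an arc of polynomials along which the NTA constants degenerate, so that no NTA pair has all the corresponding zero sets as blow-ups at one point. In the remaining cases, and in every dimension and degree for polynomials with connected phases and a zero set that is smooth away from the origin, we construct the domains.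
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\Omega^+=\Omega\subset\mathbb{R}^n$ and $\Omega^-=\mathbb{R}^n\setminus\overline{\Omega}$ be unbounded domains with common boundary $\partial\Omega=\partial\Omega^+=\partial\Omega^-$; we call such domains \emph{complementary}. Assume that both are NTA (non-tangentially accessible) in the sense of Jerison and Kenig \cite{JK}. This is a scale-invariant form of openness and connectedness, recalled in Definition~\ref{def:nta}. Let $\omega^\pm$ be the harmonic measures of $\Omega^\pm$, with finite poles $X^\pm\in\Omega^\pm$ or with poles at infinity. Assume $\omega^+\ll\omega^-\ll\omega^+$ and let $h=d\omega^-/d\omega^+$.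

The meaning of $h$ is easiest to see with poles at infinity. Then $\omega^\pm=\Delta u^\pm$ in the sense of distributions, where $u^\pm$ is the positive harmonic function in $\Omega^\pm$ that vanishes on $\partial\Omega$, extended by zero (Section~\ref{sec:facts}). Where the boundary is smooth, $d\omega^\pm=|\nabla u^\pm|\,d\sigma$, so $h=|\nabla u^-|/|\nabla u^+|$ compares the two normal derivatives. The identity $h\equiv1$ says that $\Delta(u^+-u^-)=0$, so that $\partial\Omega$ is the zero set of a harmonic function on $\mathbb{R}^n$. If $\log h$ is merely continuous, then $h$ is nearly constant at small scales, and one expects $\partial\Omega$ to resemble such a zero set at small scales.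

To make this precise, set $\operatorname{excess}(S,T)=\sup_{s\in S}\inf_{t\in T}|s-t|$ for nonempty $S,T\subset\mathbb{R}^n$, and $\operatorname{excess}(\emptyset,T)=0$. Closed sets $A_j$ converge to a closed set $A$ in the \emph{Attouch--Wets sense}, written $A_j\to A$, if for every ball $B\subset\mathbb{R}^n$
\[
\max\{\operatorname{excess}(A_j\cap B,A),\ \operatorname{excess}(A\cap B,A_j)\}\to0 .
\]
For $Q\in\partial\Omega$, let $\operatorname{Tan}(\partial\Omega,Q)$ be the set of all closed sets $T$ for which there are scales $r_j\to0$ with $(\partial\Omega-Q)/r_j\to T$. These are the \emph{tangent sets}, or blow-ups, of $\partial\Omega$ at $Q$.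

For a polynomial $p$ on $\mathbb{R}^n$ write $\Sigma_p=\{p=0\}$ and $\Omega^\pm_p=\{\pm p>0\}$. Let $\mathcal{P}_d=\mathcal{P}_d(\mathbb{R}^n)$ be the vector space of homogeneous harmonic polynomials of degree $d$ (including $0$), and let $\mathcal{H}_{n,d}$ be the set of $p\in\mathcal{P}_d$ such that $\Omega_p^+$ and $\Omega_p^-$ are NTA domains, with the topology inherited from the finite-dimensional space of homogeneous polynomials of degree $d$. The following facts are known; we use them only as motivation. When $\log h\in C(\partial\Omega)$, every blow-up of $\partial\Omega$ at any point is $\Sigma_p$ for a homogeneous harmonic polynomial $p$, and the degree of $p$ depends only on the point. For any closed set $\Sigma$ and any $Q\in\Sigma$, the set $\operatorname{Tan}(\Sigma,Q)$ is closed and connected in the Attouch--Wets topology. The following question, posed in \cite{BET}, asks for a converse.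

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge3$, $d\ge2$, and let $\mathcal{C}\subset\mathcal{H}_{n,d}$ be nonempty, compact and connected. Are there complementary NTA domains $\Omega^\pm$ with $\log h\in C(\partial\Omega)$ and a point $Q\in\partial\Omega$ such that $\operatorname{Tan}(\partial\Omega,Q)=\{\Sigma_p:p\in\mathcal{C}\}$?}
\medskip

\noindent If $\mathcal{H}_{n,d}=\emptyset$, the statement for the pair $(n,d)$ holds vacuously.

The natural guess is yes. If $\mathcal{C}=\{p\}$, take $\Omega^\pm=\Omega_p^\pm$: then $u^\pm=p^\pm=\max(\pm p,0)$, so $h\equiv1$, and the cone $\Sigma_p$ is its own unique blow-up at $0$. In general the map $p\mapsto\Sigma_p$ is continuous (Lemma~\ref{lem:aw}), so the family $\{\Sigma_p:p\in\mathcal{C}\}$ passes the two tests above, and one would try to build a boundary that looks like $\Sigma_{p}$ at each small scale, with $p$ moving ever more slowly through $\mathcal{C}$ as the scale tends to zero. What this guess overlooks is that compactness of $\mathcal{C}$ in the space of coefficients says nothing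 about the NTA constants of the domains $\Omega^\pm_p$, whereas all blow-ups of one fixed NTA pair inherit constants from that pair.

\subsection{Results}

\begin{theorem}\label{thm:neg}
Let $n\ge4$ and $d\ge3$. There is an arc $\mathcal{C}=\{p_\lambda:0\le\lambda\le\lambda_0\}\subset\mathcal{H}_{n,d}$, with $p_\lambda$ depending polynomially on $\lambda$, such that for no pair of complementary NTA domains $\Omega^\pm$ (with no hypothesis on harmonic measure) and no $Q\in\partial\Omega$ does $\operatorname{Tan}(\partial\Omega,Q)\supset\{\Sigma_p:p\in\mathcal{C}\}$ hold.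
\end{theorem}

So the answer to the Question is no. On the positive side, call a point where a function and its gradient both vanish a \emph{critical zero}, and let
\[
\mathcal{R}_{n,d}=\{p\in\mathcal{P}_d\setminus\{0\}:\ \nabla p\ne0\text{ on }\Sigma_p\setminus\{0\},\ \ \Omega_p^+\text{ and }\Omega_p^-\text{ are connected}\}
\]
be the set of \emph{regular} polynomials, those with connected phases and no critical zero other than the origin.

\begin{theorem}\label{thm:pos}
Let $\mathcal{C}\neq\emptyset$ be compact and connected, with either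
\begin{itemize}
\item[(i)] $n\ge3$, $d\ge2$ and $\mathcal{C}\subset\mathcal{R}_{n,d}$, or
\item[(ii)] $n\ge4$, $d=2$ and $\mathcal{C}\subset\mathcal{H}_{n,2}$.
\end{itemize}
Then there are complementary unbounded NTA domains, with poles at infinity, such that $\log h\in C(\partial\Omega)$ and $\operatorname{Tan}(\partial\Omega,0)=\{\Sigma_p:p\in\mathcal{C}\}$. Moreover $\mathcal{R}_{n,d}\subset\mathcal{H}_{n,d}$ and $\mathcal{H}_{3,d}=\mathcal{R}_{3,d}$.
\end{theorem}

\begin{corollary}\label{cor:main}
For $n\ge3$ and $d\ge2$, the statement in the Question is true for the pair $(n,d)$ if and only if $n=3$ or $d=2$.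
\end{corollary}

\begin{proof}
For $n\ge4$ and $d\ge3$ the statement is false by Theorem~\ref{thm:neg}. For $n=3$ it follows from $\mathcal{H}_{3,d}=\mathcal{R}_{3,d}$ and Theorem~\ref{thm:pos}(i), and it is vacuous when $\mathcal{H}_{3,d}$ is empty, as for $d=2$ (Proposition~\ref{prop:quad}). For $n\ge4$ and $d=2$ it is Theorem~\ref{thm:pos}(ii).
\end{proof}

\subsection{The obstruction for $n=4$, $d=3$}\label{sec:model}

Write $x=(x',x_4)\in\mathbb{R}^3\times\mathbb{R}$. Section~\ref{sec:neg} provides a cubic $q\in\mathcal{R}_{3,3}$ and a harmonic quadratic form $\ell(y)=a_1y_1^2+a_2y_2^2-2y_3^2$, with $a_1,a_2>0$, in general position with respect to $q$. The arc is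
\[
p_\lambda(x)=q(x')+\lambda\,x_4\,\ell(x')+\lambda^4\,(x_4^3-x_4|x'|^2).
\]
Each term is harmonic; for the last, $\Delta(x_4^3-x_4|x'|^2)=6x_4-6x_4$. The endpoint $p_0=q(x')$ is a cylinder. It belongs to $\mathcal{H}_{4,3}$, but it is not regular: it vanishes to third order along the line $\mathbb{R}e_4$. Near that line the small perturbation is the dominant term. On the slice $x_4=1$,
\[
f_\lambda(y)=p_\lambda(y,1)=q(y)+\lambda\,\ell(y)+\lambda^4(1-|y|^2),
\]
and the three terms have orders $|y|^3$, $\lambda|y|^2$ and $\lambda^4$. Put $y=sz$ and let $\lambda,s\to0$. Locally uniformly in $z$,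
\[
\begin{array}{lll}
s^{-3}f_\lambda(sz)\to q(z)&\quad\text{if }s\gg\lambda,\\[2pt]
\lambda^{-3}f_\lambda(sz)\to q(z)+\ell(z)&\quad\text{if }s=\lambda,\\[2pt]
\lambda^{-1}s^{-2}f_\lambda(sz)\to \ell(z)&\quad\text{if }\lambda^{3/2}\ll s\ll\lambda,\\[2pt]
\lambda^{-4}f_\lambda(sz)=\ell(z)+1+\lambda^{1/2}q(z)-\lambda^3|z|^2\to \ell(z)+1&\quad\text{if }s=\lambda^{3/2}.
\end{array}
\]
None of these limits has a critical zero away from $z=0$ (for $q+\ell$ this is what general position means), and $\ell+1$ has none at all. This is why $p_\lambda$ has no critical zero other than the origin for small $\lambda>0$. The phases of $p_\lambda$ are connected as well, so $p_\lambda\in\mathcal{R}_{4,3}\subset\mathcal{H}_{4,3}$. But the set $\{\ell+1<0\}$ is the inside of a two-sheeted hyperboloid, and the plane $z_3=0$ separates its two components (Figure~\ref{fig:hyp}). The points $X^\pm=(\pm\lambda^{3/2}e_3,1)$ of $\Omega^-_{p_\lambda}$ have distance comparable to $\lambda^{3/2}$ from each other and from $\Sigma_{p_\lambda}$. For any fixed $\Lambda$ and small $\lambda$,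 no curve in $\Omega^-_{p_\lambda}$ joins them inside the ball of radius $\Lambda\lambda^{3/2}$. In a blow-up of a fixed NTA domain such a curve must exist, with $\Lambda$ independent of the blow-up (Lemma~\ref{lem:blowup}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] plot[domain=-2.6:2.6,samples=40] (\x,{sqrt((1+(\x)*(\x))/2)}) -- (2.6,2.2) -- (-2.6,2.2) -- cycle;
\fill[gray!25] plot[domain=-2.6:2.6,samples=40] (\x,{-sqrt((1+(\x)*(\x))/2)}) -- (2.6,-2.2) -- (-2.6,-2.2) -- cycle;
\draw[thick] plot[domain=-2.6:2.6,samples=40] (\x,{sqrt((1+(\x)*(\x))/2)});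
\draw[thick] plot[domain=-2.6:2.6,samples=40] (\x,{-sqrt((1+(\x)*(\x))/2)});
\draw[dashed] (-2.6,0) -- (2.6,0) node[right] {$z_3=0$};
\fill (0,1) circle (1.6pt) node[above] {$e_3$};
\fill (0,-1) circle (1.6pt) node[below] {$-e_3$};
\end{tikzpicture}
\caption{The section $z_2=0$ of the set $\{\ell+1<0\}$ (shaded) for $\ell=z_1^2+z_2^2-2z_3^2$. This is the limit of the negative phase of $p_\lambda$ near $e_4$, seen at scale $\lambda^{3/2}$. The points $\pm e_3$ lie in different components, although the negative phase of each $p_\lambda$ is connected.}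
\label{fig:hyp}
\end{figure}

The example needs a critical line along which the polynomial vanishes to order at least three, so that a quadratic term can be inserted below the leading term, and it needs the leading term to have connected phases. For $n=3$ the leading term along a critical line is a planar harmonic polynomial, whose phases are disconnected, so no element of $\mathcal{H}_{3,d}$ has a critical line. For $d=2$ only linear and constant terms can be inserted, and these never disconnect the phases (Lemma~\ref{lem:quadmodel}).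

\subsection{The construction}

The domains of Theorem~\ref{thm:pos} are $\{\pm F>0\}$ with $F(x)=|x|^d\Phi(\log(1/|x|),x/|x|)$, where $\Phi(\tau,\cdot)$ moves slowly along a path of spherical harmonics that approaches $\mathcal{C}$ and accumulates at each of its points. Such an $F$ is not harmonic, and four points need an argument. First, the domains must be NTA; this follows from a compactness criterion (Lemma~\ref{lem:good}). Second, the Green functions must satisfy $u^\pm\approx c^\pm(\tau)|F|$ up to the boundary, which gives $h\approx c^-/c^+$. Third, $\log(c^-/c^+)$ may drift by an amount comparable to the length of each piece of the path, and the path may have infinite length. We cancel the drift piece by piece with one free parameter per piece; since each parameter influences the Green functions at all scales, the parameters are found simultaneously by the Poincar\'e--Miranda theorem. Fourth, for $d=2$ the path may be forced through degenerate quadratic forms, near whose critical lines the comparison of $u^\pm$ with $|F|$ is not available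 from compactness. There we make $F$ exactly harmonic and use the maximum principle.

Section~\ref{sec:nta} contains the tools on NTA domains. Section~\ref{sec:neg} proves Theorem~\ref{thm:neg} and uses nothing from later sections. Section~\ref{sec:low} identifies $\mathcal{H}_{3,d}$ and $\mathcal{H}_{n,2}$, Section~\ref{sec:green} studies Green functions of slowly varying domains, and Section~\ref{sec:constr} proves Theorem~\ref{thm:pos}.

\section{NTA domains, blow-ups and a compactness criterion}\label{sec:nta}

\begin{definition}\label{def:nta}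
Let $\Omega\subset\mathbb{R}^n$ be a domain and $\delta(X)=\operatorname{dist}(X,\partial\Omega)$. We say that $\Omega$ is \emph{NTA} if there are $M\ge1$, $R\in(0,\infty]$ and a function $N(\cdot)$ with the following properties.
\begin{itemize}
\item[(i)] \emph{Corkscrews.} For $Z\in\partial\Omega$ and $0<r<R$, each of the sets $B(Z,r)\cap\Omega$ and $B(Z,r)\setminus\overline\Omega$ contains a ball of radius $r/M$.
\item[(ii)] \emph{Harnack chains.} If $A\ge1$, $\varepsilon>0$, $X_1,X_2\in\Omega$, $\delta(X_l)\ge\varepsilon$ and $|X_1-X_2|\le A\varepsilon$, then there are balls $B_1,\dots,B_N\subset\Omega$ with $N\le N(A)$, $X_1\in B_1$, $X_2\in B_N$, $B_i\cap B_{i+1}\ne\emptyset$, and $M^{-1}\operatorname{diam}B_i\le\operatorname{dist}(B_i,\partial\Omega)\le M\operatorname{diam}B_i$.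
\end{itemize}
If $R=\infty$, then $\Omega$ is \emph{NTA at all scales}.
\end{definition}

The constants $M$ and $N(\cdot)$ do not change under translations and dilations. The proof of Theorem~\ref{thm:neg} uses only (ii), and only near $Q$ at small scales. All domains that we construct are NTA at all scales.

We use repeatedly that a harmonic function $P\not\equiv0$ on $\mathbb{R}^n$ vanishes on no ball (it is real analytic) and therefore, by the mean value property, takes both signs in every ball centered at one of its zeros. In particular $\partial\Omega^+_p=\partial\Omega^-_p=\Sigma_p$ for $p\in\mathcal{P}_d\setminus\{0\}$, $d\ge1$.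

\begin{lemma}\label{lem:aw}
\begin{itemize}
\item[(a)] Let $A_j\to A$ with $0\in A_j$. Then $\operatorname{dist}(X,A_j)\to\operatorname{dist}(X,A)$ for every $X$, so the limit $A$ is unique, and every compact set disjoint from $A$ is disjoint from $A_j$ for large $j$.
\item[(b)] Let $f_i\colon\mathbb{R}^n\to\mathbb{R}$ be continuous and $f_i\to P$ locally uniformly, where $P\not\equiv0$ is harmonic and $P(0)=0$. Then $\{f_i=0\}\to\{P=0\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $B=B(0,2|X|+1)$. Since $\operatorname{dist}(0,A)\le\operatorname{excess}(A_j\cap B,A)\to0$, we have $0\in A$. The points of $A_j$ and of $A$ nearest to $X$ are within $|X|$ of $X$, hence in $B$, so $|\operatorname{dist}(X,A_j)-\operatorname{dist}(X,A)|$ is at most the larger of the two excesses. A compact set $K$ disjoint from $A$ has positive distance from $A$ and lies in a ball $B'$, while $\operatorname{excess}(A_j\cap B',A)\to0$.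

(b) Fix a ball $B$ and $s>0$, and let $\Sigma=\{P=0\}$. On the compact set $\{x\in\overline B:\operatorname{dist}(x,\Sigma)\ge s\}$ the function $|P|$ is bounded below, so $f_i$ has no zero there for large $i$. For $z\in\Sigma\cap\overline B$ the numbers $\max_{\overline B(z,s)}P$ and $-\min_{\overline B(z,s)}P$ are positive and continuous in $z$, hence bounded below. So for large $i$, uniformly in $z$, the function $f_i$ takes both signs in $\overline B(z,s)$ and has a zero there.
\end{proof}

\subsection{What blow-ups inherit}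

\begin{lemma}\label{lem:blowup}
Let $\Omega^\pm$ be complementary NTA domains with constants $M,N(\cdot)$, let $Q\in\partial\Omega$ and $A\ge1$. There is $\Lambda\ge1$, depending only on $A$, $M$ and $N(2A)$, with the following property. Let $(\partial\Omega-Q)/r_j\to T$ with $r_j\to0$, and let $X_1,X_2\notin T$ lie, for infinitely many $j$, in the same one of the two sets $(\Omega^\pm-Q)/r_j$. If $\operatorname{dist}(X_l,T)\ge\varepsilon$ for $l=1,2$, $\operatorname{dist}(X_1,T)\le A\varepsilon$ and $|X_1-X_2|\le A\varepsilon$, then $X_1$ and $X_2$ are joined by a curve in $B(X_1,\Lambda\varepsilon)\setminus T$.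
\end{lemma}

\begin{proof}
Pass to a subsequence along which both points lie in $\Omega_j=(\Omega^\bullet-Q)/r_j$ for a fixed sign $\bullet$, and let $\delta_j=\operatorname{dist}(\cdot,\partial\Omega_j)$. By Lemma~\ref{lem:aw}(a), $\delta_j(X_l)\ge\varepsilon/2$ and $\delta_j(X_1)\le2A\varepsilon$ for large $j$. Take a Harnack chain $B_1,\dots,B_N$ in $\Omega_j$ from $X_1$ to $X_2$ with $N\le N(2A)$. For a ball $B$ of the chain and $Y\in B$,
\[
M^{-1}\operatorname{diam}B\le\delta_j(Y)\le(M+1)\operatorname{diam}B .
\]
With $Y=X_1$ this gives $\varepsilon/(2(M+1))\le\operatorname{diam}B_1\le2AM\varepsilon$. With $Y\in B_i\cap B_{i+1}$ it shows that consecutive diameters differ by a factor of at most $M(M+1)$. So all diameters are comparable to $\varepsilon$, and a polygonal curve in $\bigcup_iB_i$ joins $X_1$ to $X_2$ inside $B(X_1,\Lambda\varepsilon)$ at distance at least $\varepsilon/\Lambda$ from $\partial\Omega_j$, where $\Lambda$ depends only on $A$, $M$, $N(2A)$. For large $j$ every point of $T\cap B(X_1,\Lambda\varepsilon)$ is within $\varepsilon/(2\Lambda)$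 of $\partial\Omega_j$, so the curve for such a $j$ avoids $T$.
\end{proof}

\subsection{Good families}

To prove that $\{\pm F>0\}$ are NTA we look at all rescalings of $F$ about its zeros. If every limit is a harmonic function with connected phases, then a failure of the corkscrew or chain condition would survive in a limit, which is impossible. We formulate this for a decreasing sequence of families, because in Section~\ref{sec:green} the limits are harmonic only as a tolerance tends to zero.

\begin{definition}\label{def:good}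
A \emph{model} is a harmonic function $P\not\equiv0$ on $\mathbb{R}^n$ with $P(0)=0$ such that $\{P>0\}$ and $\{P<0\}$ are connected. Let $\mathcal{G}_1\supset\mathcal{G}_2\supset\cdots$ be nonempty sets of continuous functions $\mathbb{R}^n\to\mathbb{R}$ with nonempty zero sets. The family $(\mathcal{G}_i)$ is \emph{good} if for all $k_i\to\infty$, $F_i\in\mathcal{G}_{k_i}$, $Z_i\in\{F_i=0\}$ and $\rho_i>0$ there are, along a subsequence, numbers $\sigma_i>0$ such that $F_i(Z_i+\rho_i\,\cdot)/\sigma_i$ converges locally uniformly to a model. A single function $F$ is \emph{good} if the constant family $\mathcal{G}_i=\{F\}$ is.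
\end{definition}

Nonzero linear functions are models.

\begin{lemma}\label{lem:good}
If $(\mathcal{G}_i)$ is good, there is $i_0$ such that for all $F\in\mathcal{G}_{i_0}$ we have $\{F=0\}=\partial\{F>0\}=\partial\{F<0\}$, and $\{F>0\}$, $\{F<0\}$ are complementary unbounded NTA domains at all scales with constants independent of $F$.
\end{lemma}

\begin{proof}
Write $\delta=\operatorname{dist}(\cdot,\{F=0\})$. The family $(-\mathcal{G}_i)$ is also good, so steps (b)--(d) need only be done for $\{F>0\}$.

(a) \emph{Corkscrews.} We claim that there are $M$ and $i_1$ such that for $F\in\mathcal{G}_{i_1}$, $F(Z)=0$ and $r>0$, both sets $\{\pm F>0\}\cap B(Z,r)$ contain balls of radius $r/M$. Otherwise there are $F_i\in\mathcal{G}_i$, $Z_i$, $\rho_i$ such that, for one sign and infinitely many $i$, the set $\{\pm F_i>0\}\cap B(Z_i,\rho_i)$ contains no ball of radius $\rho_i/i$. A limiting model $P$ takes both signs in $B(0,1)$, so $\pm F_i(Z_i+\rho_i\,\cdot)>0$ on a fixed ball in $B(0,1)$ for infinitely many of these $i$, a contradiction. Letting $r\to0$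 shows that every zero of $F$ lies in both boundaries, and the reverse inclusions hold by continuity; hence $\{F<0\}$ is the complement of the closure of $\{F>0\}$. Letting $r\to\infty$ gives unboundedness.

(b) \emph{Connecting deep points.} Let $\eta_*=1/(4M)$. We claim that there are $\Lambda_*$ and $i_0\ge i_1$ such that for $F\in\mathcal{G}_{i_0}$, $F(Z)=0$, $\rho>0$ and $X_1,X_2\in\{F>0\}\cap B(Z,\rho)$ with $\delta(X_l)\ge\eta_*\rho$, there is a curve from $X_1$ to $X_2$ in $\{F>0\}\cap B(Z,\Lambda_*\rho)$ on which $\delta\ge\rho/\Lambda_*$. Otherwise there are counterexamples $F_i\in\mathcal{G}_i$ for $\Lambda_*=i$. Rescale so that $Z=0$, $\rho=1$, the normalized functions $\hat F_i$ converge to a model $P$, and $X_l^i\to X_l$. Since $\hat F_i>0$ on $B(X^i_l,\eta_*)$, we get $P\ge0$ on $B(X_l,\eta_*)$, and $P(X_l)>0$ by the strong maximum principle. Join $X_1$ to $X_2$ by a compact curve in the connected open set $\{P>0\}$. For some $\theta,c>0$ we have $P\ge c$ on its $\theta$-neighborhood, so $\hat F_i\ge c/2$ there for large $i$. Adding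 the short segments $[X_l^i,X_l]$ gives a curve in a fixed ball at distance at least $\theta/2$ from $\{\hat F_i=0\}$, a contradiction for large $i$.

(c) \emph{Connecting points of depth $\eta$.} Let $F\in\mathcal{G}_{i_0}$, $\eta>0$, $X_l\in\{F>0\}\cap B(Z,\rho)$ and $\delta_l:=\delta(X_l)\ge\eta\rho$. Note $\delta_l<\rho$. We climb from $X_l$ to depth comparable to $\rho$ through corkscrew points. Let $Z_l$ be a zero of $F$ nearest to $X_l$, so $|Z_l-Z|<2\rho$, and let $k_l\ge1$ satisfy $2^{k_l}\delta_l\in[\rho,2\rho)$. Put $Y^l_0=X_l$, and for $1\le k\le k_l$ let $Y^l_k$ be the center of a corkscrew ball of $\{F>0\}$ in $B(Z_l,2^k\delta_l)$. The points $Y^l_k,Y^l_{k+1}$ lie in $B(Z_l,2^{k+2}\delta_l)$ and have $\delta\ge2^k\delta_l/M=\eta_*2^{k+2}\delta_l$, so (b) joins them. The top points $Y^1_{k_1},Y^2_{k_2}$ lie in $B(Z,4\rho)$ and have $\delta\ge\rho/M=\eta_*4\rho$, so (b) joins them. All radii to which (b) was applied lie between $4\eta\rho$ and $4\rho$ (we may assume $\eta\le1$). Hence there is a curve from $X_1$ to $X_2$ in $\{F>0\}\cap B(Z,\Lambda\rho)$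 on which $\delta\ge\rho/\Lambda$, with $\Lambda=\Lambda(\eta,\Lambda_*)$.

(d) \emph{Harnack chains.} Let $X_l\in\{F>0\}$, $\delta(X_l)\ge\varepsilon$, $|X_1-X_2|\le A\varepsilon$, and $\delta_1=\delta(X_1)$. If $\delta_1\ge2A\varepsilon$, the segment $[X_1,X_2]$ has length at most $\delta_1/2$, on it $\delta_1/2\le\delta\le3\delta_1/2$, and five equally spaced balls $B(x,\delta_1/8)$, $x\in[X_1,X_2]$, form a chain with $\operatorname{dist}/\operatorname{diam}\in[3/2,6]$. If $\delta_1<2A\varepsilon$, apply (c) with $Z$ a zero nearest to $X_1$, $\rho=3A\varepsilon$ and $\eta=1/(3A)$. Take a maximal $\rho/(8\Lambda)$-separated subset of the resulting curve and the balls $B(x,\delta(x)/4)$ centered at its points. They have $\operatorname{dist}/\operatorname{diam}=3/2$ and radius at least $\rho/(4\Lambda)$, so they cover the curve, and their number is bounded in terms of $n$ and $\Lambda$ because the centers lie in $B(Z,\Lambda\rho)$. From finitely many open balls that cover a connected set and meet it one extracts a chain from $X_1$ to $X_2$. In particular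 $\{F>0\}$ is connected.
\end{proof}

\subsection{Regular polynomials}

\begin{lemma}\label{lem:reg}
If $p\in\mathcal{R}_{n',d}$ and $n\ge n'$, then $p$, viewed as a polynomial on $\mathbb{R}^n$, lies in $\mathcal{H}_{n,d}$. In particular $\mathcal{R}_{n,d}\subset\mathcal{H}_{n,d}$.
\end{lemma}

\begin{proof}
If a function on $\mathbb{R}^{n'}$ is good, then so is the same function viewed on $\mathbb{R}^n$: only the $\mathbb{R}^{n'}$-component of the base points matters, and a model on $\mathbb{R}^{n'}$ is a model on $\mathbb{R}^n$. So by Lemma~\ref{lem:good} it suffices to show that $p$ is good on $\mathbb{R}^{n'}$. Let $Z_i\in\Sigma_p$, $\rho_i>0$, and pass to subsequences. If $Z_i/\rho_i\to z$, then $p(Z_i+\rho_iy)/\rho_i^d=p(Z_i/\rho_i+y)\to p(z+y)$, a model. If $|Z_i|/\rho_i\to\infty$, homogeneity lets us assume $|Z_i|=1$, $\rho_i\to0$, $Z_i\to z$. Then $p(z)=0$, and $p(Z_i+\rho_iy)/\rho_i\to\nabla p(z)\cdot y\not\equiv0$.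
\end{proof}

The next lemma says that connectedness of a phase persists under perturbation on the part of the sphere where the zero set is regular.

\begin{lemma}\label{lem:stab}
Let $p_i\to p_0$ in $\mathcal{P}_d$, let $\Omega^+_{p_0}$ be nonempty and connected, and let $K\subset S^{n-1}$ be compact with $\nabla p_0\ne0$ on $K\cap\Sigma_{p_0}$. Then for large $i$ the set $K\cap\{p_i>0\}$ lies in a single component of $\{p_i>0\}\cap S^{n-1}$. The same holds for the negative phases. In particular $\mathcal{R}_{n,d}$ is open in $\mathcal{P}_d$.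
\end{lemma}

\begin{proof}
The set $\{p_0>0\}\cap S^{n-1}$ is connected, being the radial projection of $\Omega^+_{p_0}$. Suppose that $X_i,X_i'\in K\cap\{p_i>0\}$ lie in different components for infinitely many $i$, and let $X_i\to X$, $X_i'\to X'$ along a subsequence. Then $p_0(X),p_0(X')\ge0$. We find a fixed point $Y$ with $p_0(Y)>0$ to which $X_i$ is joined in $\{p_i>0\}\cap S^{n-1}$ for large $i$. If $p_0(X)>0$, take $Y=X$ and a short geodesic. If $p_0(X)=0$, then $\nabla p_0(X)\ne0$ is tangent to the sphere by Euler's identity $x\cdot\nabla p_0=d\,p_0$. Choose a closed coordinate box on $S^{n-1}$ centered at $X$ in which the vertical derivative of $p_0$ is positive, so narrow that $p_0>0$ on the top face. Both properties hold for $p_i$ when $i$ is large. Moving up from $X_i$ and then along the top face, we reach the center $Y$ of the top face inside $\{p_i>0\}$. Likewise $X'_i$ is joined to a point $Y'$. Finally $Y$ and $Y'$ are joined by a compact curve in $\{p_0>0\}\cap S^{n-1}$, on which $p_i>0$ for large $i$. This is a contradiction.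

For openness take $K=S^{n-1}$, and note that the absence of critical zeros on $S^{n-1}$, that is $\min_{S^{n-1}}(|p|+|\nabla p|)>0$, is an open condition.
\end{proof}

\section{An arc with degenerating NTA constants}\label{sec:neg}

We need a polynomial $p_0\in\mathcal{H}_{4,d}$ with a critical line along which the leading term is a regular polynomial $q$ of degree $k\ge3$ in three variables. We first construct $q$.

\subsection{Regular polynomials of odd degree in $\mathbb{R}^3$}

Recall the Legendre polynomials $P_k$, $k\ge1$: for $\xi\in S^2$ the \emph{zonal harmonic} $|x|^kP_k(\xi\cdot x/|x|)$ belongs to $\mathcal{P}_k(\mathbb{R}^3)$; $P_k(1)=1$, $P_k'(1)=k(k+1)/2$, $P_k(-t)=(-1)^kP_k(t)$, and $|P_k(t)|<1$ for $|t|<1$.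

\begin{lemma}\label{lem:q}
For every odd $k\ge3$ there is $q\in\mathcal{R}_{3,k}$.
\end{lemma}

The polynomial $\operatorname{Re}(x_1+ix_2)^k$ divides $S^2$ into $2k$ lunes of alternating sign that meet at the poles. Adding a small odd zonal harmonic joins the positive lunes at the north pole and the negative lunes at the south pole.

\begin{proof}
Let $q=\operatorname{Re}(x_1+ix_2)^k+\epsilon|x|^kP_k(x_3/|x|)$. In spherical coordinates on $S^2$, $q=\sin^k\theta\cos k\varphi+\epsilon P_k(\cos\theta)$. Fix $\theta_0\in(0,\pi/2)$ with $P_k,P_k'>0$ on $[\cos\theta_0,1]$, and let $0<\epsilon<\sin^k\theta_0$.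

\emph{No critical zero on $S^2$.} At the poles $q=\pm\epsilon$. At a critical zero off the poles, $\partial_\varphi q=0$ gives $\cos k\varphi=\sigma\in\{1,-1\}$, so $\sigma\sin^k\theta+\epsilon P_k(\cos\theta)=0$. This is impossible for $\theta\in[\theta_0,\pi-\theta_0]$, where $\sin^k\theta>\epsilon\ge\epsilon|P_k|$. For $0<\theta<\theta_0$ it forces $\sigma=-1$, and then $\partial_\theta q=-k\sin^{k-1}\theta\cos\theta-\epsilon P_k'(\cos\theta)\sin\theta<0$. The case $\theta>\pi-\theta_0$ follows from $q(-x)=-q(x)$.

\emph{Connectedness.} Let $f(\theta)=\sin^k\theta+\epsilon P_k(\cos\theta)$ be the value of $q$ on the meridians $\varphi=2\pi j/k$. Then $f>0$ on $[0,\theta_0]$ because $P_k(\cos\theta)>0$, and on $[\theta_0,\pi-\theta_0]$ because $\sin^k\theta>\epsilon$. On $(\pi-\theta_0,\pi)$ we have $f'=k\sin^{k-1}\theta\cos\theta-\epsilon P_k'(\cos\theta)\sin\theta<0$, since $P_k'$ is even, and $f(\pi)=-\epsilon$. So $\{f>0\}$ is an interval $[0,\theta^*)$. From a point of $\{q>0\}\cap S^2$ other than the north pole, move along its latitude to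 the nearest of these meridians; $\cos k\varphi$ increases, so $q$ stays positive. Then move along the meridian to the north pole, inside $\{q>0\}$. Thus $\Omega_q^+$ is connected, and so is $\Omega_q^-=-\Omega_q^+$.
\end{proof}

\subsection{General position}

Fix $d\ge3$. Let $k=d$ if $d$ is odd and $k=d-1$ if $d$ is even, so $k\ge3$ is odd. Fix $q\in\mathcal{R}_{3,k}$ and let $\gamma=\Sigma_q\cap S^2$. It is a compact smooth $1$-manifold, since on it $\nabla q$ is nonzero and tangent to $S^2$, and it is nonempty since $q$ changes sign. A zero of a function on $\gamma$ is \emph{simple} if the derivative along $\gamma$ is nonzero there.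

\begin{lemma}\label{lem:generic}
Let $j\ge1$.
\begin{itemize}
\item[(a)] For almost every $w\in\mathcal{P}_j(\mathbb{R}^3)$, all zeros of $w|_\gamma$ are simple.
\item[(b)] If all zeros of $w|_\gamma$ are simple, there is no $z\ne0$ such that $q(z)=w(z)=0$ and $\nabla w(z)$ is a multiple of $\nabla q(z)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is parametric transversality. The evaluation $w\mapsto w(\xi)$ is a nonzero functional for each $\xi\in S^2$ (test the zonal harmonic about $\xi$), so $\mathcal{Z}=\{(w,\xi)\in\mathcal{P}_j\times\gamma:w(\xi)=0\}$ is a smooth manifold with tangent spaces $\{(\dot w,\dot\xi):\dot w(\xi)+d(w|_\gamma)\dot\xi=0\}$. The projection $\mathcal{Z}\to\mathcal{P}_j$ is a submersion at $(w,\xi)$ exactly when $\xi$ is a simple zero of $w|_\gamma$. Apply Sard's theorem.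

(b) By homogeneity the same relations would hold at $\xi=z/|z|\in\gamma$. The tangent to $\gamma$ at $\xi$ is orthogonal to $\nabla q(\xi)$, hence to $\nabla w(\xi)$, so $\xi$ would be a zero of $w|_\gamma$ that is not simple.
\end{proof}

\emph{Choice of $\ell$.} The harmonic quadratic forms on $\mathbb{R}^3$ of signature $(2,1)$ form a nonempty open subset of $\mathcal{P}_2(\mathbb{R}^3)$. Choose $\ell$ in it such that $\ell|_\gamma$ has only simple zeros. After a rotation of $\mathbb{R}^3$, applied to $q$ too, and multiplication of $\ell$ by a positive constant,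
\[
\ell(y)=a_1y_1^2+a_2y_2^2-2y_3^2,\qquad a_1,a_2>0 .
\]

\emph{Choice of $r$.} If $d$ is odd put $r=0$. If $d$ is even, the product $x_4q(x')$ has the right degree, but its positive phase splits into the parts $x_4>0$ and $x_4<0$. We repair this by adding $r\in\mathcal{P}_d(\mathbb{R}^3)$ that takes both signs on $\gamma$. Pick $\xi_+,\xi_-\in\gamma$ with $\xi_-\ne\pm\xi_+$. The evaluations at $\xi_+$ and $\xi_-$ are linearly independent on $\mathcal{P}_d(\mathbb{R}^3)$: if $w(\xi_-)=c\,w(\xi_+)$ for all $w$, the zonal harmonics about $\xi_+$ and $\xi_-$ give $P_d(\xi_+\cdot\xi_-)=c$ and $1=cP_d(\xi_+\cdot\xi_-)$, so $|P_d(\xi_+\cdot\xi_-)|=1$ and $\xi_-=\pm\xi_+$. Hence $\{r:r(\xi_+)>0>r(\xi_-)\}$ is a nonempty open set, and we choose $r$ in it such that $r|_\gamma$ has only simple zeros.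

\subsection{The base polynomial}

With $x=(x',x_4)\in\mathbb{R}^4$ let
\[
p_0(x)=q(x')\quad(d\text{ odd}),\qquad p_0(x)=x_4\,q(x')+r(x')\quad(d\text{ even}).
\]
Then $p_0\in\mathcal{P}_d(\mathbb{R}^4)$, and in both cases $f_0(y):=p_0(y,1)=q(y)+r(y)$, where $r$ is zero or homogeneous of degree $k+1$. For every $p\in\mathcal{P}_d(\mathbb{R}^4)$,
\begin{equation}\label{eq:chart}
p(x)=x_4^d\,p(x'/x_4,1)\quad(x_4>0),\qquad p(-x)=(-1)^dp(x).
\end{equation}

\begin{lemma}\label{lem:p0}
The sets $\Omega^\pm_{p_0}$ are connected, the critical zeros of $p_0$ in $\mathbb{R}^4$ form exactly the line $\mathbb{R}e_4$, and $p_0\in\mathcal{H}_{n,d}$ for all $n\ge4$.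
\end{lemma}

\begin{proof}
For odd $d$ the first two claims follow from $q\in\mathcal{R}_{3,k}$, as $p_0$ does not depend on $x_4$. Let $d$ be even.

\emph{Connectedness.} The set $D_1=\{p_0>0,\ q(x')>0\}=\{q(x')>0,\ x_4>-r/q\}$ is homeomorphic to $\Omega_q^+\times(0,\infty)$, hence connected, and so is $D_2=\{p_0>0,\ q(x')<0\}=\{q(x')<0,\ x_4<-r/q\}$. At a point of $D_0=\{p_0>0,\ q(x')=0\}$ we have $r(x')>0$, so $x'\ne0$ and $\nabla q(x')\ne0$; small balls about it lie in $\{p_0>0\}$ and meet both $D_1$ and $D_2$. So $D_0\subset\overline{D_1}\cap\overline{D_2}$, and $D_0\ni(\xi_+,0)$ is nonempty. Therefore $\Omega^+_{p_0}=(D_1\cup D_0)\cup(D_0\cup D_2)$ is connected. For $\Omega^-_{p_0}$ replace $q,r,\xi_+$ by $-q,-r,\xi_-$.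

\emph{Critical zeros.} Suppose $\nabla p_0(x)=0$ and $x'\ne0$. Then $q(x')=\partial_4p_0=0$ and $\nabla r(x')=-x_4\nabla q(x')$. By Euler's identity $d\,r(x')=x'\cdot\nabla r(x')=-x_4kq(x')=0$. This contradicts Lemma~\ref{lem:generic}(b). On $\mathbb{R}e_4$ both $p_0$ and $\nabla p_0$ vanish, since $q$ and $r$ have degree at least $3$.

\emph{NTA}, for both parities. As in Lemma~\ref{lem:reg}, it suffices to show that $p_0$ is good on $\mathbb{R}^4$, and the argument there covers every case except $|Z_i|=1$, $\rho_i\to0$, $Z_i\to\pm e_4$. If $P$ is a model then so are $\pm P(-\,\cdot)$, so by \eqref{eq:chart} we may assume $Z_i=(x_i',t_i)\to e_4$. Put $w_i=x_i'/t_i\to0$; then $f_0(w_i)=0$. From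
\[
\frac{x_i'+\rho_iy'}{t_i+\rho_iy_4}=w_i+\rho_i\,\frac{y'-y_4w_i}{t_i+\rho_iy_4}
\]
and \eqref{eq:chart} we get $p_0(Z_i+\rho_iy)=(1+o(1))\,f_0\big(w_i+\rho_i(y'+o(1))\big)$, locally uniformly in $y$. Note that $s^{-k}f_0(s\,\cdot)=q+sr\to q$ in $C^\infty_{\mathrm{loc}}$ as $s\to0$. If $w_i/\rho_i\to w$ along a subsequence, division by $\rho_i^k$ gives the limit $q(w+y')$, and $q(w)=0$. If $|w_i|/\rho_i\to\infty$ and $\hat w_i=w_i/|w_i|\to\hat w$, then $(q+|w_i|r)(\hat w_i)=0$, so $q(\hat w)=0$, and division by $|w_i|^{k-1}\rho_i$ gives the limit $\nabla q(\hat w)\cdot y'\not\equiv0$. Both limits are models.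
\end{proof}

\subsection{The arc}

To perturb $f_0$ near $y=0$ by $\ell$ and by a constant, we need elements of $\mathcal{P}_d(\mathbb{R}^4)$ whose restrictions to $x_4=1$ begin with these terms. For $w\in\mathcal{P}_j(\mathbb{R}^3)$ and $D\ge j$ let
\[
E_D[w](x)=\sum_{0\le i\le(D-j)/2}c_i\,x_4^{D-j-2i}|x'|^{2i}w(x'),
\]
where $c_0=1$ and $2i(2i+2j+1)c_i=-(D-j-2i+2)(D-j-2i+1)c_{i-1}$. In $\mathbb{R}^3$ we have $\Delta(|x'|^{2i}w)=2i(2i+2j+1)|x'|^{2i-2}w$. So in $\Delta E_D[w]$ the coefficient of $x_4^{D-j-2i}|x'|^{2i-2}w$ vanishes by the recursion, and $\partial_4^2$ kills the last term, in which $x_4$ has exponent $0$ or $1$. Thus $E_D[w]\in\mathcal{P}_D(\mathbb{R}^4)$, and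
\[
E_d[\ell](y,1)=\ell(y)a(y),\qquad E_d[1](y,1)=b(y),\qquad E_{d+1}[1](y,1)=1+O(|y|^2),
\]
where $a$ and $b$ are polynomials in $|y|^2$ with $a(0)=b(0)=1$. For $\lambda\ge0$ set
\[
p_\lambda=p_0+\lambda^{k-2}E_d[\ell]+\lambda^{k+1}E_d[1]\in\mathcal{P}_d(\mathbb{R}^4),\qquad f_\lambda(y)=p_\lambda(y,1).
\]
For $d=3$ this is the arc of Section~\ref{sec:model}. The exponents are chosen so that $q$ and $\ell$ balance at scale $\lambda$, where the constant term is still small:
\begin{equation}\label{eq:scale}
\lambda^{-k}f_\lambda(\lambda z)=q(z)+\lambda r(z)+\ell(z)a(\lambda z)+\lambda\,b(\lambda z).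
\end{equation}
The constant term cannot be omitted. Without it $e_4$ would be a critical zero of $p_\lambda$ at which $\Sigma_{p_\lambda}$ blows up to $\Sigma_\ell\times\mathbb{R}$, and since $\{\ell<0\}$ is disconnected, Lemma~\ref{lem:blowup} would exclude $p_\lambda$ from $\mathcal{H}_{4,d}$.

\begin{proposition}\label{prop:arc}
There is $\lambda_0>0$ with $p_\lambda\in\mathcal{R}_{4,d}$ for $0<\lambda\le\lambda_0$. Hence for $n\ge4$ the set $\mathcal{C}=\{p_\lambda:0\le\lambda\le\lambda_0\}$, viewed on $\mathbb{R}^n$, is a compact connected subset of $\mathcal{H}_{n,d}$.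
\end{proposition}

\begin{proof}
\emph{No critical zeros.} Suppose there are $\lambda_j\downarrow0$ and critical zeros $x_j\in S^3$ of $p_{\lambda_j}$. Their limit points are critical zeros of $p_0$, so by Lemma~\ref{lem:p0} and \eqref{eq:chart} we may assume $x_j\to e_4$. Then $y_j=x_j'/x_{j,4}\to0$ is a critical zero of $f_{\lambda_j}$. Let $z_j=y_j/\lambda_j$. Along a subsequence one of four cases occurs.

\emph{Case $|z_j|\to\infty$.} With $s_j=|y_j|$,
\[
s_j^{-k}f_{\lambda_j}(s_j\zeta)=q(\zeta)+s_jr(\zeta)+|z_j|^{2-k}\ell(\zeta)a(s_j\zeta)+\lambda_j|z_j|^{-k}b(s_j\zeta)\to q(\zeta)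
\]
in $C^1_{\mathrm{loc}}$, since $k\ge3$. The left side has a critical zero on $S^2$, hence so does $q$, contrary to $q\in\mathcal{R}_{3,k}$.

\emph{Case $z_j\to z\ne0$.} The right side of \eqref{eq:scale} tends to $q+\ell$ in $C^1_{\mathrm{loc}}$, so $z$ is a critical zero of $q+\ell$. Euler's identity gives $0=z\cdot\nabla(q+\ell)-2(q+\ell)=(k-2)q(z)$. So $q(z)=\ell(z)=0$ and $\nabla\ell(z)=-\nabla q(z)$, contrary to Lemma~\ref{lem:generic}(b).

\emph{Case $z_j\to0$, $z_j\ne0$.} The gradient of \eqref{eq:scale} vanishes at $z_j$: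
\[
\nabla q(z_j)+\lambda_j\nabla r(z_j)+a(\lambda_jz_j)\nabla\ell(z_j)+\lambda_j\ell(z_j)(\nabla a)(\lambda_jz_j)+\lambda_j^2(\nabla b)(\lambda_jz_j)=0 .
\]
Divide by $|z_j|$. The first, second and fourth terms become $O(|z_j|)$, and the last becomes $O(\lambda_j^3)$ because $\nabla b(y)=O(|y|)$. So $\nabla\ell(\zeta)=0$ for a limit point $\zeta$ of $z_j/|z_j|$, which is impossible as $\ell$ is nondegenerate.

\emph{Case $z_j=0$.} Then $0=f_{\lambda_j}(0)=\lambda_j^{k+1}$, which is false.

\emph{Connectedness.} Lemma~\ref{lem:stab} controls the phases away from $\pm e_4$. It remains to exclude a component hidden in a small cap about $\pm e_4$, and for this we use that a narrow cone carries a positive harmonic function of degree $d+1$. Let $H=E_{d+1}[1]$ and fix $y_0>0$ with $H(y,1)>0$ for $|y|\le y_0$. Let $K_\pm=\{x\in S^3:\pm x_4>0,\ |x'|\le y_0|x_4|\}$ and $K=S^3\setminus(\operatorname{int}K_+\cup\operatorname{int}K_-)$. By Lemmas~\ref{lem:p0} and \ref{lem:stab}, for small $\lambda$ the set $K\cap\{p_\lambda>0\}$ lies in one component of $\{p_\lambda>0\}\cap S^3$.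 Suppose that a component $O$ does not meet $K$. Then $O\subset\operatorname{int}K_+$ or $O\subset\operatorname{int}K_-$; say the first, and otherwise use $H(x',-x_4)$. Let $\widehat O$ be the open cone over $O$ and $\epsilon>0$. On $\partial\widehat O$ we have $p_\lambda=0$ and $H\ge0$. On $\overline{\widehat O}\cap\partial B_R$ we have $p_\lambda\le cR^d$ and $H\ge c'R^{d+1}$ with $c'=\min_{K_+}H>0$. So the harmonic function $p_\lambda-\epsilon H$ is nonpositive on $\partial(\widehat O\cap B_R)$ for large $R$, and the maximum principle gives $p_\lambda\le\epsilon H$ on $\widehat O$. Letting $\epsilon\to0$ contradicts $p_\lambda>0$ on $O$. Thus every component meets $K$, there is only one, and $\Omega^+_{p_\lambda}$ is connected. The same argument applies to $-p_\lambda$.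

The set $\mathcal{C}$ is the image of $[0,\lambda_0]$ under the continuous map $\lambda\mapsto p_\lambda$, which is injective since $p_\lambda(e_4)=\lambda^{k+1}$. It lies in $\mathcal{H}_{n,d}$ by Lemmas~\ref{lem:reg} and \ref{lem:p0}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:neg}}

Suppose that $\Omega^\pm$ are complementary NTA domains, $Q\in\partial\Omega$, and $\Sigma_{p_\lambda}\in\operatorname{Tan}(\partial\Omega,Q)$ for all $\lambda\in[0,\lambda_0]$. Put $s=\lambda^{3/2}$. Replacing $z$ by $\lambda^{1/2}z$ in \eqref{eq:scale} and dividing by $\lambda$, we get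
\begin{equation}\label{eq:G}
G_\lambda(z):=\lambda^{-k-1}f_\lambda(sz)=\ell(z)a(sz)+b(sz)+\lambda^{(k-2)/2}q(z)+\lambda^{(k+1)/2}r(z)\longrightarrow\ell(z)+1
\end{equation}
locally uniformly as $\lambda\to0$. By \eqref{eq:chart}, for $x_4>0$ the sign of $p_\lambda(x)$ is the sign of $G_\lambda(z)$ at $z=x'/(x_4s)$.

The order of the choices is the point of the proof. Since $\ell(\pm e_3)+1=-1$, there is $c\in(0,1]$, depending only on $\ell$, with $\ell+1\le-1/2$ on the balls $|z\mp e_3|\le4c$. Let $A=2/c$, and let $\Lambda$ be given by Lemma~\ref{lem:blowup} for $\Omega^\pm$ and $A$. Since $\ell+1\ge1$ on the plane $z_3=0$, we can now fix $\lambda\in(0,\lambda_0]$ so small that $\Lambda s<1/2$,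
\[
G_\lambda<0\ \text{ on }\{|z\mp e_3|\le4c\},\qquad G_\lambda>0\ \text{ on }\{z_3=0,\ |z|\le2(\Lambda+1)\}.
\]
Write $p=p_\lambda$ and $X^\pm=(\pm se_3,1)$, with further coordinates $0$ if $n>4$.

For $x\in B(X^\pm,cs)$ write $x'=\pm se_3+u$, $x_4=1+t$ with $|u|,|t|<cs$. Then $z\mp e_3=(u/s\mp te_3)/(1+t)$ has norm at most $(c+cs)/(1-cs)\le4c$. Hence $B(X^\pm,cs)\subset\Omega_p^-$ and $\operatorname{dist}(X^\pm,\Sigma_p)\ge cs$. Since $p(e_4)>0>p(X^+)$ and $|X^+-e_4|=s$, we have $\operatorname{dist}(X^+,\Sigma_p)\le s$. Also $|X^+-X^-|=2s$. So the metric hypotheses of Lemma~\ref{lem:blowup} hold with $\varepsilon=cs$.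

Let $r_j\to0$ with $(\partial\Omega-Q)/r_j\to\Sigma_p$. Since $\Omega^-_p$ is connected, a compact curve in $\Omega_p^-$ joins $X^+$ to $X^-$. By Lemma~\ref{lem:aw}(a) it misses $(\partial\Omega-Q)/r_j$ for large $j$, so $X^+$ and $X^-$ lie in the same one of the sets $(\Omega^\pm-Q)/r_j$. Lemma~\ref{lem:blowup} gives a curve from $X^+$ to $X^-$ in $B(X^+,\Lambda s)\setminus\Sigma_p$, hence in $\Omega_p^-$. On it $x_4>1/2$ and $|x'|\le(\Lambda+1)s$. Its image under $x\mapsto z=x'/(x_4s)$ is a curve from $e_3$ to $-e_3$ in $\{G_\lambda<0\}\cap\{|z|\le2(\Lambda+1)\}$. It contains a point with $z_3=0$, where $G_\lambda>0$. This contradiction proves Theorem~\ref{thm:neg}. \hfill$\square$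

\begin{remark}
The cone $\Sigma_{p_\lambda}$ is its own blow-up at $0$, and $\Lambda$ depends only on $A$, $M$ and $N(2A)$. So the same proof, applied to $\Omega^\pm=\Omega^\pm_{p_\lambda}$ and $Q=0$, shows that no constants $M,N(\cdot)$ serve the domains $\Omega^\pm_{p_\lambda}$ along any sequence $\lambda\to0$, although these domains and the limits $\Omega^\pm_{p_0}$ are all NTA.
\end{remark}

\section{The sets $\mathcal{H}_{3,d}$ and $\mathcal{H}_{n,2}$}\label{sec:low}

\begin{proposition}\label{prop:three}
$\mathcal{H}_{3,d}=\mathcal{R}_{3,d}$ for $d\ge2$.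
\end{proposition}

\begin{proof}
One inclusion is Lemma~\ref{lem:reg}. Let $p\in\mathcal{H}_{3,d}$; its phases are domains, hence connected. Suppose that $p$ has a critical zero $z$ with $|z|=1$, and let $k\ge2$ be the order of vanishing there. Then $p(z+\rho y)/\rho^k\to P(y)$ locally uniformly as $\rho\to0$, where $P\in\mathcal{P}_k(\mathbb{R}^3)\setminus\{0\}$ is the lowest Taylor term. Dividing
\[
p(z+\rho(y+tz))=(1+\rho t)^d\,p\big(z+\rho y/(1+\rho t)\big)
\]
by $\rho^k$ and letting $\rho\to0$ gives $P(y+tz)=P(y)$. So $P$ is a harmonic polynomial of the two variables in $z^\perp$, of the form $c\,\varrho^k\cos(k\varphi+\varphi_0)$ in polar coordinates, and $\{P>0\}$ has $k\ge2$ components. Take $X_1,X_2$ in different ones. For small $\rho$ both lie in $(\Omega_p^+-z)/\rho$, and $(\Sigma_p-z)/\rho\to\Sigma_P$ by Lemma~\ref{lem:aw}(b). Lemma~\ref{lem:blowup}, with $\Omega^\pm=\Omega_p^\pm$, $\varepsilon=\min_l\operatorname{dist}(X_l,\Sigma_P)$ and $A$ large, joins $X_1$ to $X_2$ off $\Sigma_P$, a contradiction.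
\end{proof}

For $d=2$ identify $p=x^TAx\in\mathcal{P}_2$ with the matrix $A$ in the space $\operatorname{Sym}_0$ of trace-free symmetric matrices. Let $\mathcal{S}\subset\operatorname{Sym}_0$ be the set of $A$ with at least two positive and at least two negative eigenvalues. It is open, because eigenvalues depend continuously on $A$.

\begin{lemma}\label{lem:quadmodel}
Let $A\in\mathcal{S}$, $\alpha\ge0$, $\beta\in\mathbb{R}^n$ and $(\alpha,\beta)\ne0$. Then $P(y)=\beta\cdot y+\alpha\,y^TAy$ is a model.
\end{lemma}

\begin{proof}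
$P$ is harmonic, nonzero, and vanishes at $0$. If $\alpha=0$ it is linear. Let $\alpha>0$ and write $\beta=\beta_0+2\alpha Ab$ with $\beta_0\in\ker A$ and $b\perp\ker A$. Then $P=\alpha(y+b)^TA(y+b)+\beta_0\cdot y+c_0$ with $c_0=-\alpha b^TAb$. If $\beta_0\ne0$, the first term does not change in the direction $\beta_0$, so the phases are the two sides of a graph over $\beta_0^\perp$. If $\beta_0=0$, then in affine coordinates $(\xi,\zeta,y_0)$ with $\dim\xi,\dim\zeta\ge2$ we have $P=|\xi|^2-|\zeta|^2+c_0$. Fix $R$ with $R^2>|c_0|$. From a point of $\{P>0\}$ increase $|\xi|$ to at least $R$, then shrink $\zeta$ to $0$; $P$ does not decrease. We reach $\{\zeta=0,\ |\xi|\ge R\}\subset\{P>0\}$, which is connected since $\dim\xi\ge2$. For $\{P<0\}$ exchange $\xi$ and $\zeta$.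
\end{proof}

\begin{proposition}\label{prop:quad}
$\mathcal{H}_{n,2}=\mathcal{S}$, and $\mathcal{R}_{n,2}$ is the set of nondegenerate elements of $\mathcal{S}$. In particular $\mathcal{H}_{n,2}$ is open in $\mathcal{P}_2$ and $\mathcal{H}_{3,2}=\emptyset$.
\end{proposition}

\begin{proof}
A nonzero trace-free $A$ has eigenvalues of both signs. If it has just one positive eigenvalue, with eigenvector $w$, then $\{p>0\}$ contains $\pm w$ and misses $w^\perp$, so it is disconnected; the same holds for negative eigenvalues. Hence $\mathcal{H}_{n,2}\subset\mathcal{S}$. Conversely let $A\in\mathcal{S}$, $Z\in\Sigma_p$, $\rho>0$. Dividing $p(Z+\rho y)=2\rho\,AZ\cdot y+\rho^2y^TAy$ by $2\rho|AZ|+\rho^2$ gives $\beta\cdot y+\alpha y^TAy$ with $\alpha\ge0$ and $|\beta|+\alpha=1$. Subsequential limits have the same form, so $p$ is good by Lemma~\ref{lem:quadmodel} and $p\in\mathcal{H}_{n,2}$ by Lemma~\ref{lem:good}. The critical zeros of $p$ are the points of $\ker A$; with $\mathcal{R}_{n,2}\subset\mathcal{H}_{n,2}$ this gives the description of $\mathcal{R}_{n,2}$.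
\end{proof}

Thus $\mathcal{H}_{4,2}=\mathcal{R}_{4,2}$, and degenerate forms enter only for $n\ge5$. They cannot be avoided there. In $\mathbb{R}^5$ the forms $\operatorname{diag}(1,1,-1,-1,0)+t\operatorname{diag}(-\tfrac14,-\tfrac14,-\tfrac14,-\tfrac14,1)$, $|t|\le1$, lie in $\mathcal{H}_{5,2}$ and have signature $(2,3)$ for $t<0$ and $(3,2)$ for $t>0$, and the signature is constant along any path of nondegenerate forms.

\section{Green functions of slowly varying domains}\label{sec:green}

From now on $\mathcal{C}$ is as in Theorem~\ref{thm:pos}. Norm $\mathcal{P}_d$ by $|p|=\max_{S^{n-1}}|p|$; since $\mathcal{P}_d$ is finite-dimensional, all $C^j(S^{n-1})$ norms are equivalent to this one. Fix $s_0>0$ so small that the compact set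
\[
\mathcal{D}=\{p\in\mathcal{P}_d:\operatorname{dist}(p,\mathcal{C})\le s_0\}
\]
lies in $\mathcal{R}_{n,d}$ in case (i) and in $\mathcal{H}_{n,2}$ in case (ii). This is possible since both sets are open (Lemma~\ref{lem:stab}, Proposition~\ref{prop:quad}). A constant is called \emph{universal} if it depends only on $n$, $d$, $\mathcal{D}$ and on the cutoff functions fixed in Section~\ref{sec:blocks}.

\subsection{Standard facts}\label{sec:facts}

Let $\Omega$ be one of two complementary domains that are NTA at all scales, and let $u$ be positive and harmonic in $\Omega$, continuous on $\overline\Omega$ and zero on $\partial\Omega$. In (F1)--(F3) the constants depend only on $n$, the NTA constants and, in (F1), on $A$; see \cite[Section 4]{JK}.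
\begin{itemize}
\item[(F1)] \emph{Harnack.} If $\delta(X_l)\ge\varepsilon$ and $|X_1-X_2|\le A\varepsilon$, then $u(X_1)\le Cu(X_2)$.
\item[(F2)] \emph{Carleson estimate.} If $Z\in\partial\Omega$, $r>0$ and $Y$ is the center of a corkscrew ball of $\Omega$ in $B(Z,r)$, then $\sup_{\Omega\cap B(Z,r)}u\le Cu(Y)$.
\item[(F3)] \emph{H\"older decay.} $u(X)\le C(|X-Z|/r)^\alpha\sup_{\Omega\cap B(Z,r)}u$ for $Z\in\partial\Omega$ and $X\in\Omega\cap B(Z,r)$, with some $\alpha>0$.
\item[(F4)] \emph{Pole at infinity} \cite[Section 3]{KT}. A function $u$ as above exists and is unique up to a positive factor. It is the \emph{Green function with pole at infinity}; we extend it by $0$ to $\mathbb{R}^n$. The harmonic measure with pole at infinity is the measure $\omega$ on $\partial\Omega$ with $\int\phi\,d\omega=\int u\,\Delta\phi\,dx$ for $\phi\in C_c^\infty(\mathbb{R}^n)$.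
\item[(F5)] \emph{Smooth boundary pieces.} If in a ball $B$ the domain $\Omega$ is one side of the graph of a $C^2$ function, then for $\alpha\in(0,1)$ the $C^{1,\alpha}$ norm of $u$ on $\overline\Omega\cap\frac12B$ is at most $C\sup_Bu$, with $C$ depending only on $n$, $\alpha$, the radius of $B$ and the $C^2$ norm of the function. By Hopf's lemma $\nabla u\ne0$ on $\partial\Omega\cap B$.
\end{itemize}
For $p\in\mathcal{D}$ the domains $\Omega_p^\pm$ are NTA at all scales, and their Green functions are the multiples of $p^\pm$.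

\subsection{Admissible functions}

Write $r=|x|$, $\tau=\log(1/r)$, $\theta=x/|x|$ and $\varphi_p=p|_{S^{n-1}}$. We consider functions
\[
F(x)=|x|^d\,\Phi(\tau,\theta),\qquad F(0)=0,\qquad\Phi\in C^3(\mathbb{R}\times S^{n-1}).
\]
For $\eta>0$ let $\mathcal{F}_\eta$ be the set of such $F$ for which $\nabla F\ne0$ on $\{F=0\}\setminus\{0\}$ and for each $\tau\in\mathbb{R}$ there is $p\in\mathcal{D}$ with $\|\Phi-\varphi_p\|_{C^3([\tau-1,\tau+1]\times S^{n-1})}\le\eta$. The set $\mathcal{F}_\eta$ contains the regular elements of $\mathcal{D}$. The dilation $F\mapsto\rho^{-d}F(\rho\,\cdot)$ translates $\Phi$ by $\log(1/\rho)$ in $\tau$, so $\mathcal{F}_\eta$ is invariant under it. For $\eta\le1$ and $F\in\mathcal{F}_\eta$ we have $|F|\le C|x|^d$ and $|\nabla F|\le C|x|^{d-1}$ with $C$ universal. The first bound controls a neighborhood of the origin and yields the following principle.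
\begin{equation}\label{eq:window}
\begin{array}{l}
\text{If }F_i,F\in\mathcal{F}_1\cup\mathcal{D}\text{ and }\Phi_i\to\Phi\text{ in }C^j([-R,R]\times S^{n-1})\text{ for every }R,\\
\text{then }F_i\to F\text{ in }C^j_{\mathrm{loc}}(\mathbb{R}^n\setminus\{0\})\text{ and locally uniformly on }\mathbb{R}^n .
\end{array}
\end{equation}

\begin{lemma}\label{lem:adm}
There is a universal $\eta_0\in(0,1]$ such that for $F\in\mathcal{F}_{\eta_0}$ the sets $\Omega^\pm=\{\pm F>0\}$ are complementary unbounded NTA domains at all scales, with common boundary $\{F=0\}$ and universal constants.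
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:good} it suffices to show that the family $\mathcal{G}_i=\mathcal{F}_{1/i}$ is good. Let $F_i\in\mathcal{F}_{\eta_i}$ with $\eta_i\to0$. Polynomials of $\mathcal{D}$ that belong to overlapping windows differ by at most $2\eta_i$. So on a window of radius $R$ the function $\Phi_i$ is within $C(R+1)\eta_i$ in $C^3$ of the spherical harmonic that belongs to the center of the window. By compactness of $\mathcal{D}$ and \eqref{eq:window}, for any $R_i>0$ a subsequence of $R_i^{-d}F_i(R_i\,\cdot)$ converges to some $p\in\mathcal{D}$, locally uniformly and in $C^3_{\mathrm{loc}}(\mathbb{R}^n\setminus\{0\})$.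

Let $F_i(Z_i)=0$ and $\rho_i>0$. If $Z_i/\rho_i\to z$, take $R_i=\rho_i$; the limit of $\rho_i^{-d}F_i(Z_i+\rho_i\,\cdot)$ is the model $p(z+\cdot)$. If $|Z_i|/\rho_i\to\infty$, take $R_i=|Z_i|$, $\hat F_i=R_i^{-d}F_i(R_i\,\cdot)\to p$, $z_i=Z_i/R_i\to z\in S^{n-1}$ and $t_i=\rho_i/R_i\to0$. Then $\hat F_i(z_i)=0$ and $p(z)=0$. In case (i), $\hat F_i(z_i+t_iy)/t_i\to\nabla p(z)\cdot y\not\equiv0$. In case (ii) let $p=x^TAx$ and $b_i=\nabla\hat F_i(z_i)$. Since $D^2\hat F_i\to2A$ uniformly near $z$, Taylor's formula gives $\hat F_i(z_i+t_iy)=t_ib_i\cdot y+t_i^2(y^TAy+o(1))$ locally uniformly in $y$. Dividing by $t_i|b_i|+t_i^2$ gives, along a subsequence, a limit $\beta\cdot y+\alpha y^TAy$ with $\alpha\ge0$ and $|\beta|+\alpha=1$, which is a model by Lemma~\ref{lem:quadmodel}.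
\end{proof}

Put $\Phi^\pm=\max(\pm\Phi,0)$ and $N^\pm(\tau)=\int_{S^{n-1}}\Phi^\pm(\tau,\theta)^2\,d\theta$. After decreasing $\eta_0$, there is a universal $c_0>0$ such that for all $F\in\mathcal{F}_{\eta_0}\cup\mathcal{D}$ and $\tau\in\mathbb{R}$
\begin{equation}\label{eq:nondeg}
N^\pm(\tau)\ge c_0,\qquad|\Phi|+|\nabla_S\Phi|+|\nabla_S^2\Phi|\ge c_0\ \text{ on }S^{n-1}.
\end{equation}
Indeed, both quantities depend continuously on $\Phi(\tau,\cdot)$ in $C^2$, so by compactness of $\mathcal{D}$ it suffices to check positivity for $\varphi_p$, $p\in\mathcal{D}$. The first holds because $\varphi_p$ takes both signs. For the second, in case (i) $\varphi_p$ and $\nabla_S\varphi_p$ have no common zero. In case (ii) a common zero $\theta$ satisfies $A\theta=0$; then $\varphi_p(\theta\cos t+\nu\sin t)=\sin^2t\;\nu^TA\nu$ for unit $\nu\perp\theta$, so the Hessian at $\theta$ is $2A|_{\theta^\perp}\ne0$. We fix $\eta_0$ and write $\mathcal{F}=\mathcal{F}_{\eta_0}$. Two consequences of \eqref{eq:nondeg} will be used.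
\begin{itemize}
\item[(N1)] The set $\{\Phi(\tau,\cdot)=0\}$ is null in $S^{n-1}$. Indeed, the differential of a $C^1$ function vanishes at every density point of its zero set. Applying this to $\Phi$ and then to its first derivatives, a zero set of positive measure would contain a point where $\Phi$, $\nabla_S\Phi$ and $\nabla_S^2\Phi$ all vanish.
\item[(N2)] $|\log N^\pm(\tau)-\log N^\pm(\tau')|\le C\max_\theta|\Phi(\tau,\theta)-\Phi(\tau',\theta)|$ with $C$ universal, since $\Phi$ is bounded and $N^\pm\ge c_0$.
\end{itemize}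

\subsection{The amplitudes $c^\pm$}

For $F\in\mathcal{F}\cup\mathcal{D}$ let $u^\pm$ be Green functions with pole at infinity of $\Omega^\pm=\{\pm F>0\}$. We want a number $c^\pm(\tau)$ with $u^\pm\approx c^\pm(\tau)|F|$ on the sphere $|x|=e^{-\tau}$, and we need to know its rate of change to first order in the small parameters. An $L^2$ projection of $u^\pm$ onto $|F|$ would give the first but not the second. Green's identity gives both, if $u^\pm$ is paired with a function that vanishes on $\partial\Omega$, is almost harmonic, and has the dual homogeneity. Let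
\[
m=2d+n-2,\qquad\mu=d(d+n-2),\qquad F^*=|x|^{-m}F=r^{-(d+n-2)}\Phi .
\]
For $F=p\in\mathcal{P}_d$ this is the Kelvin transform of $p$, which is harmonic off the origin. With $r=e^{-\tau}$ define
\[
J^\pm(\tau)=\pm\int_{\Omega^\pm\cap\partial B_r}\big(F^*\partial_ru^\pm-u^\pm\partial_rF^*\big)\,dS,\qquad c^\pm(\tau)=\frac{J^\pm(\tau)}{mN^\pm(\tau)} .
\]
The normalization is chosen so that $c^\pm\equiv c$ when $u^\pm=c|F|$ in $\Omega^\pm$, because
\[
F^*\partial_rF-F\partial_rF^*=mr^{-m-1}F^2=mr^{1-n}\Phi^2 .
\]
If $F$ and $u^\pm$ are replaced by $\rho^{-d}F(\rho\,\cdot)$ and $\rho^{-d}u^\pm(\rho\,\cdot)$, then $F^*$ becomes $\rho^{m-d}F^*(\rho\,\cdot)$. The factors $\rho^{m-d}\rho^{-d}\rho\,\rho^{1-n}$ multiply to $1$, so $J^\pm$, $N^\pm$ and $c^\pm$ are translated by $\log(1/\rho)$, like $\Phi$.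

\begin{lemma}\label{lem:flux}
Let $F\in\mathcal{F}$ and $\mathcal{E}=(\mu+\Delta_S)\Phi+m\,\partial_\tau\Phi+\partial_\tau^2\Phi$. Then $J^\pm\in C^1(\mathbb{R})$, the functions $c^\pm$ are continuous, and
\begin{equation}\label{eq:flux}
\frac{dJ^\pm}{d\tau}=\pm\int_{S^{n-1}}r^{-d}u^\pm(r\theta)\,\mathcal{E}(\tau,\theta)\,d\theta,\qquad r=e^{-\tau}.
\end{equation}
\end{lemma}

\begin{proof}
We have $\Delta=r^{-2}[(r\partial_r)^2+(n-2)r\partial_r+\Delta_S]$ and $r\partial_r=-\partial_\tau$. With $\iota=-(d+n-2)$,
\[
\Delta(r^\iota\Phi)=r^{\iota-2}\big[\iota(\iota+n-2)\Phi-(2\iota+n-2)\partial_\tau\Phi+\partial_\tau^2\Phi+\Delta_S\Phi\big],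
\]
and $\iota(\iota+n-2)=\mu$, $-(2\iota+n-2)=m$. So $\Delta F^*=r^{-n-d}\mathcal{E}$.

Let $\mathbf{V}^\pm=\pm(F^*\nabla u^\pm-u^\pm\nabla F^*)$ in $\Omega^\pm$; there $\operatorname{div}\mathbf{V}^\pm=\mp u^\pm\Delta F^*$. Since $\nabla F\ne0$ on $\partial\Omega\setminus\{0\}$, this set is a $C^3$ hypersurface, and $u^\pm$ is $C^1$ up to it by (F5). As $F^*$ and $u^\pm$ vanish there, so does $\mathbf{V}^\pm$, and its extension by $0$ is continuous on $\mathbb{R}^n\setminus\{0\}$. For $\phi\in C_c^\infty(\mathbb{R}^n\setminus\{0\})$ integrate $\operatorname{div}(\phi\mathbf{V}^\pm)$ over $\{\pm F>s\}$ and let $s\downarrow0$. On $\operatorname{supp}\phi$ the level sets $\{\pm F=s\}$ are, for small $s$, covered by a fixed finite number of uniformly Lipschitz graphs, so their areas are bounded, while $\mathbf{V}^\pm\to0$ uniformly on them. Hence the distributional divergence of $\mathbf{V}^\pm$ on $\mathbb{R}^n\setminus\{0\}$ is the continuous function $\mp u^\pm r^{-n-d}\mathcal{E}$. Now $J^\pm$ is the outward flux of $\mathbf{V}^\pm$ through $\partial B_r$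 and is continuous in $r$. Testing with radial functions shows that $dJ^\pm/dr=\mp\int u^\pm r^{-n-d}\mathcal{E}\,r^{n-1}d\theta$, and $d/d\tau=-r\,d/dr$.
\end{proof}

\begin{lemma}\label{lem:conv}
Let $F_i\in\mathcal{F}$ and $F\in\mathcal{F}\cup\mathcal{D}$, and let $F_i\to F$ locally uniformly on $\mathbb{R}^n$ and in $C^2_{\mathrm{loc}}(\mathbb{R}^n\setminus\{0\})$. Fix a sign and a point $X_0$ with $\pm F(X_0)>0$, and normalize $u_i^\pm(X_0)=u^\pm(X_0)=1$. Then $u^\pm_i\to u^\pm$ locally uniformly on $\mathbb{R}^n$, and $J_i^\pm(\tau)\to J^\pm(\tau)$, $c_i^\pm(\tau)\to c^\pm(\tau)$ for each $\tau$.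
\end{lemma}

\begin{proof}
Take the sign $+$ and drop it. Let $\delta_i=\operatorname{dist}(\cdot,\{F_i=0\})$; note $\delta_i(x)\le|x|$. For large $i$, $F_i>0$ on a fixed ball about $X_0$. So (F2) at $Z=0$ and (F1) bound $u_i$ on each ball $B_R$ uniformly in $i$. Then (F3) gives $u_i\le C_R\delta_i^\alpha$ on $B_R$, and the interior gradient estimate gives $|\nabla u_i|\le C_R/\delta_i$ on $B_R\cap\{F_i>0\}$. Treating the cases $\delta_i(x)\le t$ and $\delta_i(x)>t$ separately, we get $|u_i(x)-u_i(y)|\le C_R(t^\alpha+|x-y|/t)$ for $|x-y|\le t/2$, so the $u_i$ are equicontinuous. A subsequential limit is continuous, nonnegative, harmonic in the domain $\{F>0\}$, equal to $1$ at $X_0$, hence positive in $\{F>0\}$, and zero on $\{F<0\}$, hence on $\{F=0\}=\partial\{F<0\}$. By uniqueness in (F4) it is $u$.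

On $\partial B_r$ the integrands of $J_i$, extended by zero off $\{F_i>0\}$, converge at each point where $F\ne0$: where $F>0$ because harmonic functions converge with their gradients, and where $F<0$ because they vanish for large $i$. By (N1) this is almost every point. They are uniformly bounded, since $|\nabla u_i|\le C/\delta_i$ and $|F_i|\le C\delta_i$ on $\partial B_r$ by the gradient bound on $F_i$. Dominated convergence gives $J_i(\tau)\to J(\tau)$, and $N_i(\tau)\to N(\tau)\ge c_0$ by uniform convergence.
\end{proof}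

The next lemma is the form in which compactness enters the construction: if $\Phi$ is close to one spherical harmonic on a long window, then at the center of the window $u^\pm$ is close to $c^\pm|F|$, whatever $F$ does outside the window. The closeness is relative, up to the boundary, only away from the critical zeros.

\begin{lemma}\label{lem:window}
Let $F_i\in\mathcal{F}$, $\tau_i\in\mathbb{R}$, $r_i=e^{-\tau_i}$, $p\in\mathcal{D}$ and $R_i\to\infty$, and suppose that $\|\Phi_i-\varphi_p\|_{C^2([\tau_i-R_i,\tau_i+R_i]\times S^{n-1})}\to0$. Let $\Theta_i^\pm=\{\theta:\pm\Phi_i(\tau_i,\theta)>0\}$. Then $c_i^\pm(\tau_i)>0$ for large $i$,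
\begin{equation}\label{eq:abs}
\sup_{\theta\in\Theta_i^\pm}\Big|\frac{r_i^{-d}u_i^\pm(r_i\theta)}{c_i^\pm(\tau_i)}-|\Phi_i(\tau_i,\theta)|\Big|\to0,
\end{equation}
and for every compact $K\subset S^{n-1}$ that contains no critical zero of $p$,
\begin{equation}\label{eq:rel}
\sup_{\theta\in K\cap\Theta_i^\pm}\Big|\frac{u_i^\pm(r_i\theta)}{c_i^\pm(\tau_i)\,|F_i(r_i\theta)|}-1\Big|\to0 .
\end{equation}
\end{lemma}

\begin{proof}
The statements are invariant under dilation and under normalization of $u_i^\pm$, so let $\tau_i=0$. Take the sign $+$ and drop it from $u_i$ and $c_i=c_i(0)$. By \eqref{eq:window} and Lemma~\ref{lem:conv}, $u_i\to p^+/p(X_0)$ and $c_i\to1/p(X_0)$, so $u_i/c_i\to p^+$ locally uniformly. Let $w_i=u_i/c_i-F_i$ on $\{F_i\ge0\}$. There $|w_i|\le|u_i/c_i-p^+|+|p^+-F_i^+|\to0$ locally uniformly, which gives \eqref{eq:abs}.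

Let $z\in K\cap\Sigma_p$, and choose coordinates with $\partial_np(z)\ne0$. The maps $x\mapsto(x_1,\dots,x_{n-1},F_i(x))$ converge in $C^2$ near $z$ to a diffeomorphism. So for large $i$ their inverses $\Xi_i$ are defined on a fixed box about $(z_1,\dots,z_{n-1},0)$, are bounded in $C^2$, and their images contain a fixed neighborhood of $z$. The boundaries $\{F_i=0\}$ are graphs bounded in $C^2$, so by (F5), after shrinking the box, the functions $w_i\circ\Xi_i$ are bounded in $C^{1,\alpha}$ on the upper half $\{t\ge0\}$ of the box. They tend to $0$ uniformly, so by the Arzel\`a--Ascoli theorem their gradients do too. They vanish for $t=0$, so $|w_i\circ\Xi_i|\le o(1)\,t$, that is, $|w_i|\le o(1)F_i$ near $z$. Cover $K\cap\Sigma_p$ by finitely many such neighborhoods. On the rest of $K$ we have $|p|\ge c>0$, so $F_i\ge c/2$ where $F_i>0$, and \eqref{eq:rel} follows there from \eqref{eq:abs}.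
\end{proof}

For $\vartheta>0$ we say that $F\in\mathcal{F}$ is \emph{$\vartheta$-close at $\tau$} if, for both signs,
\begin{equation}\label{eq:close}
\big|u^\pm(x)-c^\pm(\tau)|F(x)|\big|\le\vartheta\,c^\pm(\tau)|F(x)|\qquad\text{for }x\in\Omega^\pm,\ |x|=e^{-\tau}.
\end{equation}
This does not depend on the normalization of $u^\pm$, and it forces $c^\pm(\tau)>0$ because $u^\pm>0$ in $\Omega^\pm$.

\section{The construction}\label{sec:constr}

If $F$ is $\vartheta$-close with small $\vartheta$, then $h\approx c^-/c^+$, and the task is to make $\log(c^+/c^-)$ converge as $\tau\to\infty$. The control is to add a small constant $\kappa$ to $\Phi$, which widens one phase at the expense of the other. Its effect can be computed by hand in the plane.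

\begin{example}\label{ex:sector}
Let $n=2$, $d=1$ and $\Phi=\cos\varphi+\kappa$ with $\kappa=\sin a$, $|a|<\pi/2$. Then $\Omega^+$ is the sector $|\varphi|<\pi/2+a$ and $\Omega^-$ is the complementary sector. With $d^\pm=\pi/(\pi\pm2a)$, the Green functions are $u^+=r^{d^+}\cos(d^+\varphi)$ and $u^-=r^{d^-}\cos(d^-(\varphi-\pi))$. On the boundary $|\nabla u^\pm|=d^\pm r^{d^\pm-1}$, so
\[
\log(1/h)=\log(d^+/d^-)+(d^--d^+)\tau,\qquad d^--d^+=\frac{4\pi a}{\pi^2-4a^2}=\frac{4\kappa}{\pi}+O(\kappa^3).
\]
A constant $\kappa$ acting for a time $T$ changes $\log(1/h)$ by about $4\kappa T/\pi$. A total amount $\kappa_*$, spread as $\kappa=\kappa_*/T$ over a long time $T$, therefore produces a change of order $\kappa_*$ with the sign of $\kappa_*$, while perturbing $\Phi$ only by $\kappa_*/T$.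
\end{example}

\subsection{The path}\label{sec:path}

Since $\mathcal{C}$ is compact and connected, for every $l$ it has a finite $2^{-l}$-net, and any two of its points are joined by a finite chain in $\mathcal{C}$ with steps at most $2^{-l}$. Start with $l_0$ such that $2^{-l_0}\le s_0/4$, run through the $2^{-l_0}$-net by such chains, continue to and through the $2^{-l_0-1}$-net, and so on. This gives $\hat p_1,\hat p_2,\ldots\in\mathcal{C}$ with $|\hat p_{i+1}-\hat p_i|\le s_0/4$, $|\hat p_{i+1}-\hat p_i|\to0$, such that every point of $\mathcal{C}$ is the limit of a subsequence.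

A \emph{move} is a segment contained in $\mathcal{D}\cap\mathcal{R}_{n,d}$. In case (i) the segments $[\hat p_i,\hat p_{i+1}]$ are moves, and the path is their concatenation.

In case (ii) we perturb the path so that it meets the degenerate matrices only at isolated points and transversally. Choose inductively nondegenerate $B_i\in\operatorname{Sym}_0$ with $|B_i-\hat p_i|\le2^{-i}s_0/4$ such that $B_i^{-1}(B_{i+1}-B_i)$ has $n$ distinct complex eigenvalues. To see that $B_{i+1}$ exists, note that the conditions to be avoided are the vanishing of two polynomials in $B_{i+1}\in\operatorname{Sym}_0$, the determinant and the discriminant of the characteristic polynomial of $B_i^{-1}(B_{i+1}-B_i)$. The first does not vanish at $B_i$. For the second, diagonalize $B_i=\operatorname{diag}(a_l)$ in an orthonormal basis and take $B_{i+1}-B_i=\operatorname{diag}(b_l)$ with $\sum b_l=0$ and $b_l/a_l$ distinct; this is possible because for $n\ge3$ the hyperplane $\sum b_l=0$ differs from each hyperplane $b_l/a_l=b_{l'}/a_{l'}$. So the admissible $B_{i+1}$ are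 dense. Each segment $[B_i,B_{i+1}]$ lies within $s_0/2$ of $\mathcal{C}$.

Fix $i$, put $B=B_{i+1}-B_i$, and let $\mu_l$ be the eigenvalues of $B_i^{-1}B$. The polynomial $\det(B_i+tB)=\det B_i\prod_l(1+t\mu_l)$ has only simple roots. Let $t_0\in(0,1)$ be a root and $A_0=B_i+t_0B$. Taylor's formula for the determinant reads
\begin{equation}\label{eq:det}
\det(A_0+M')=\operatorname{tr}(\operatorname{adj}(A_0)M')+O(|M'|^2).
\end{equation}
Simplicity of the root means $\operatorname{tr}(\operatorname{adj}(A_0)B)\ne0$. So $\operatorname{adj}(A_0)\ne0$, the kernel of $A_0$ is a line $\mathbb{R}v$, $|v|=1$, and $\operatorname{adj}(A_0)=\pi_0vv^T$, where $\pi_0$ is the product of the nonzero eigenvalues. Hence $v^TBv\ne0$. Let $\varsigma=\operatorname{sgn}v^TBv$ and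
\[
z_v(x)=(x\cdot v)^2-\frac{|x|^2-(x\cdot v)^2}{n-1}\in\mathcal{P}_2,\qquad|z_v|=z_v(v)=1 .
\]
We pass $A_0$ in the direction $\varsigma z_v$ instead of $B$, because $z_v$ is symmetric about $v$ and admits an explicit harmonic interpolation. For small $t_1>0$ and $\varepsilon>0$ replace the part of the segment from $A_0-t_1B$ to $A_0+t_1B$ by the segment $[A_0-t_1B,A_0-\varepsilon\varsigma z_v]$, a \emph{crossing} from $A_0-\varepsilon\varsigma z_v$ to $A_0+\varepsilon\varsigma z_v$, and the segment $[A_0+\varepsilon\varsigma z_v,A_0+t_1B]$. The points of the two new segments are $A_0\pm M'$ with $M'=st_1B+(1-s)\varepsilon\varsigma z_v$, $s\in[0,1]$, and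
\[
\varsigma v^TM'v=st_1|v^TBv|+(1-s)\varepsilon\ge c|M'|>0,\qquad c=|v^TBv|/|B|\le1 .
\]
By \eqref{eq:det}, $\det(A_0\pm M')\ne0$ when $t_1$ and $\varepsilon$ are below a threshold depending on $A_0$ and $B$. These points are within $\varepsilon$ of $[B_i,B_{i+1}]$, so they lie in $\mathcal{D}$ if $\varepsilon\le s_0/2$. By Proposition~\ref{prop:quad} the new segments are then moves. We fix the numbers $t_1$ so small that, in addition, the intervals $[t_0-t_1,t_0+t_1]$ are disjoint and contained in $(0,1)$; the remaining parts of $[B_i,B_{i+1}]$ are moves.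

In both cases we obtain a sequence of moves, numbered $j=1,2,\dots$, from $\pi_j$ to $\pi_j'$, with $\Delta_j=\pi_j'-\pi_j$. Either $\pi_j=\pi_{j-1}'$, and we put $\varepsilon_j=0$, or a crossing with parameter $\varepsilon_j>0$ leads from $\pi_{j-1}'$ to $\pi_j$. The numbering and the data $A_0,v,\varsigma$ do not depend on the $\varepsilon_j$, which are still free. As soon as $\varepsilon_j\to0$,
\begin{equation}\label{eq:path}
|\Delta_j|\to0,\qquad\operatorname{dist}(\pi_j,\mathcal{C})\to0,\qquad\text{every }p\in\mathcal{C}\text{ is the limit of a subsequence of }(\pi_j),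
\end{equation}
the last because the points $\hat p_i$ in case (i), and $B_i$ in case (ii), are initial points of moves.

\subsection{Blocks}\label{sec:blocks}

We now prescribe $\Phi$ on consecutive $\tau$-intervals, called blocks. Fix a smooth nondecreasing $\psi\colon\mathbb{R}\to[0,1]$ with $\psi=0$ on $(-\infty,\frac13]$ and $\psi=1$ on $[\frac23,\infty)$, and a smooth $\beta\ge0$ supported in $[\frac13,\frac23]$ with $\int\beta=1$. Let $\angle_v(x)\in[0,\pi/2]$ be the angle between $x$ and the line $\mathbb{R}v$, and let $\chi=\chi_0(\angle_v(\theta))$, where $\chi_0$ is a fixed smooth function equal to $1$ on $[0,\pi/16]$ and vanishing near $[\pi/8,\pi/2]$.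

\emph{Move blocks.} The data are a move from $\pi$ to $\pi'=\pi+\Delta$, a length $T\ge6$ and a number $\kappa_*\in\mathbb{R}$. On $[\tau_*,\tau_*+T]$, with $\sigma=(\tau-\tau_*)/T$,
\[
\Phi=\varphi_{p(\tau)}+\kappa(\tau),\qquad p(\tau)=\pi+\psi(\sigma)\Delta,\qquad\kappa(\tau)=\kappa_*T^{-1}\beta(\sigma).
\]
Here $\Phi$ is constant in $\tau$ on the first and last thirds.

\emph{Crossing blocks} ($d=2$). The data are $A_0,v,\varsigma$, $\varepsilon>0$ and $L\ge3$. Lemma~\ref{lem:window} gives no relative closeness near the critical line $\mathbb{R}v$ of $A_0$. So we want $F$ to be harmonic in a cone about that line, which requires a harmonic function in the cone that behaves like $-z_v$ at large scales and like $+z_v$ at small scales. Let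
\[
g(\zeta)=\frac{1-\zeta^2}{1+\zeta^2},\qquad U(x)=\operatorname{Avg}_\nu\,\zeta^2g(\zeta)\big|_{\zeta=x\cdot v+ix\cdot\nu}\qquad(x\ne0,\ \angle_v(x)\le\pi/8),
\]
where the average is over unit vectors $\nu\perp v$. Since $|x\cdot\nu|\le\tan(\pi/8)|x\cdot v|$, one of $\pm\zeta$ lies in the sector $|\arg\zeta|\le\pi/8$, away from the poles $\pm i$. The function $U$ is harmonic because $(v+i\nu)\cdot(v+i\nu)=0$, real because $\nu\mapsto-\nu$ conjugates $\zeta$, and even because $\zeta^2g(\zeta)$ is even. Let $Y=\varphi_{z_v}$ and $\alpha=\theta\cdot v+i\theta\cdot\nu$. Then $|x|^{-2}U(x)=\operatorname{Avg}_\nu\alpha^2g(|x|\alpha)$, and $\operatorname{Avg}_\nu\alpha^2=Y(\theta)$, since $\operatorname{Avg}_\nu\theta\cdot\nu=0$ and $\operatorname{Avg}_\nu(\theta\cdot\nu)^2=(1-(\theta\cdot v)^2)/(n-1)$. For $t\in\mathbb{R}$ put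
\[
\Psi(t,\theta)=\chi\operatorname{Avg}_\nu\alpha^2g(e^{-t}\alpha)+(1-\chi)\,g(e^{-t})\,Y .
\]
We have $g-1=-2\zeta^2/(1+\zeta^2)$ and $g+1=2/(1+\zeta^2)$, so $|g\mp1|\le C|\zeta|^{\pm2}$ in the sector $|\arg\zeta|\le\pi/6$. By Cauchy's estimates $|(\zeta\partial_\zeta)^j(g\mp1)|\le C_j|\zeta|^{\pm2}$ in the sector $|\arg\zeta|\le\pi/8$. Derivatives of $g(e^{-t}\alpha)$ in $t$ and $\theta$ are combinations of the $(\zeta\partial_\zeta)^jg$ with bounded coefficients, as $\cos(\pi/8)\le|\alpha|\le1$. Hence
\begin{equation}\label{eq:decay}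
\Psi\mp Y=O(e^{-2|t|})\quad\text{with all derivatives, for }\pm t\ge0,
\end{equation}
with constants depending only on $n$, $\chi_0$ and the order. Let $\Psi_L=\pm Y+(1-\psi(|t|-L))(\Psi\mp Y)$ for $\pm t\ge0$. Then $\Psi_L=\Psi$ for $|t|\le L$, $\Psi_L=\pm Y$ for $\pm t\ge L+1$, and $\Psi_L$ satisfies \eqref{eq:decay} with constants independent of $L$. On $[\tau_c-2L,\tau_c+2L]$, with $t=\tau-\tau_c$, set
\[
\Phi=\varphi_{A_0}+\varepsilon\varsigma\Psi_L(t,\theta).
\]
Thus $\Phi$ equals $\varphi_{A_0-\varepsilon\varsigma z_v}$ on an initial part and $\varphi_{A_0+\varepsilon\varsigma z_v}$ on a final part, each of length $L-1$.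

\begin{lemma}\label{lem:crossfacts}
In a crossing block:
\begin{itemize}
\item[(a)] $\|\Phi-\varphi_{A_0}\|_{C^3}\le C\varepsilon$ and $\int\max_\theta|\mathcal{E}|\,d\tau\le C\varepsilon$, with $C$ universal;
\item[(b)] $F$ is harmonic in $\{|t|<L,\ \angle_v<\pi/16\}$;
\item[(c)] if $\varepsilon\le\varepsilon(A_0)$ and $L\ge L(A_0,\varepsilon)$, then $F$ has no critical zero.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first bound follows from \eqref{eq:decay}. The operator $\mu+\Delta_S+m\partial_\tau+\partial_\tau^2$ annihilates $\varphi_{A_0}$ and $Y$, so $\mathcal{E}$ is the operator applied to $\varepsilon\varsigma(\Psi_L\mp Y)$, and $|\mathcal{E}|\le C\varepsilon e^{-2|t|}$.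

(b) There $\chi=1$, $\Psi_L=\Psi$, and $F=x^TA_0x+\varepsilon\varsigma e^{-2\tau_c}U(e^{\tau_c}x)$.

(c) At a critical zero of $F$ both $\Phi$ and $\nabla_S\Phi$ vanish. Where $\angle_v\ge\pi/16$ we have $|\varphi_{A_0}|+|\nabla_S\varphi_{A_0}|\ge c(A_0)>0$, so (a) excludes this for small $\varepsilon$. Where $|t|\ge L$, the function $\Phi$ is within $C\varepsilon e^{-2L}$ in $C^1$ of $\varphi_{A_0\pm\varepsilon\varsigma z_v}$, and these matrices are nondegenerate for small $\varepsilon$ by \eqref{eq:det}; this excludes critical zeros when $L$ is large in terms of $A_0$ and $\varepsilon$. In the region of (b), by evenness we may take $x\cdot v>0$ and use coordinates $x=e^{-\tau_c}\rho(v+y)$, $\rho>0$, $y\perp v$. Since $A_0v=0$,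
\[
F=e^{-2\tau_c}\rho^2\big[y^TA_0y+\varepsilon\varsigma\,\Upsilon(\rho,y)\big],\qquad\Upsilon=\operatorname{Avg}_\nu(1+iw)^2g(\rho(1+iw)),\quad w=y\cdot\nu .
\]
The function $\Upsilon$ is even in $y$, and its second $y$-derivatives are bounded uniformly in $\rho$ because $g$, $\zeta g'$ and $\zeta^2g''$ are bounded in the sector. So $|\nabla_y\Upsilon|\le C|y|$. At a critical zero $2A_0y+\varepsilon\varsigma\nabla_y\Upsilon=0$, and since $A_0$ is invertible on $v^\perp$, this forces $y=0$ for small $\varepsilon$. Then $F=e^{-2\tau_c}\varepsilon\varsigma\rho^2g(\rho)=0$ gives $\rho=1$, where $\partial_\rho F=e^{-2\tau_c}\varepsilon\varsigma g'(1)\ne0$, since $g'(\zeta)=-4\zeta/(1+\zeta^2)^2$.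
\end{proof}

\subsection{Closeness and drift in a block}

We say that a block of $F\in\mathcal{F}$ has \emph{margin $\ell$} if $\Phi$ is constant in $\tau$ on the intervals of length $\ell$ immediately before and after the block. In the next three lemmas $F$ is otherwise arbitrary in $\mathcal{F}$; this uniformity is what allows the blocks to be chosen independently.

\begin{lemma}\label{lem:moveclose}
Given a move from $\pi$ to $\pi'$, $\bar\kappa>0$ and $\vartheta>0$, there are $T_1,\ell_1$ such that every $F\in\mathcal{F}$ having a move block for this move with $|\kappa_*|\le\bar\kappa$, length $T\ge T_1$ and margin $\ell_1$ is $\vartheta$-close at every $\tau$ of the block.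
\end{lemma}

\begin{proof}
Otherwise there are $F_i\in\mathcal{F}$ with lengths $T_i\to\infty$, margins $\ell_i\to\infty$, and times $\tau_i$ in the blocks at which \eqref{eq:close} fails. Extend $p(\tau)$ by constants and $\kappa(\tau)$ by zero to the margins. The $\tau$-derivatives of $p$ of orders one to three, and $\kappa$ with its derivatives, are $O(1/T_i)$. So on the window of radius $R_i=\min(\ell_i,\sqrt{T_i})$ about $\tau_i$ the function $\Phi_i$ is within $O(T_i^{-1/2})$ in $C^3$ of $\varphi_{p(\tau_i)}$. Along a subsequence $p(\tau_i)\to p\in[\pi,\pi']\subset\mathcal{D}\cap\mathcal{R}_{n,d}$, and \eqref{eq:rel} with $K=S^{n-1}$ gives a contradiction.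
\end{proof}

\begin{lemma}\label{lem:drift}
There are universal $k_1>0$, $C_1$ and $T_2$ with the following property. Let $F\in\mathcal{F}$ have a move block of length $T\ge T_2$ and be $\frac12$-close at every $\tau$ of the block. Then the increment of $\log(J^+/J^-)$ over the block is at least $k_1\kappa_*-C_1|\Delta|$ if $\kappa_*\ge0$ and at most $k_1\kappa_*+C_1|\Delta|$ if $\kappa_*\le0$. The oscillation of $\log(c^+/c^-)$ on the block is at most $C_1(|\Delta|+|\kappa_*|)$.
\end{lemma}

\begin{proof}
Since $(\mu+\Delta_S)\varphi_p=0$, we have $\mathcal{E}=\mu\kappa+\mathcal{E}'$ with $\mathcal{E}'=m(\varphi_{\dot p}+\dot\kappa)+\varphi_{\ddot p}+\ddot\kappa$. By \eqref{eq:close}, $r^{-d}u^\pm(r\theta)=c^\pm\Phi^\pm(1+\vartheta^\pm)$ with $|\vartheta^\pm|\le\frac12$. Insert this in \eqref{eq:flux} and divide by $J^\pm=mN^\pm c^\pm>0$. The sign in \eqref{eq:flux} makes the two contributions add: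
\begin{equation}\label{eq:drift}
\frac{d}{d\tau}\log\frac{J^+}{J^-}=\int_{S^{n-1}}\Pi\,\mathcal{E}\,d\theta,\qquad\Pi=\frac{\Phi^+(1+\vartheta^+)}{mN^+}+\frac{\Phi^-(1+\vartheta^-)}{mN^-}\ge0 .
\end{equation}
Let $S_0$ be a universal bound for $|\Phi|$. From $N^\pm\le S_0\int\Phi^\pm$ and $N^\pm\ge c_0$ we get $1/(mS_0)\le\int\Pi\le C$. The function $\kappa(\tau)$ has the sign of $\kappa_*$, and
\[
\int|\kappa|=|\kappa_*|,\qquad\int(|\dot\kappa|+|\ddot\kappa|)\le\frac{C|\kappa_*|}{T},\qquad\int(|\dot p|+|\ddot p|)\le|\Delta|+\frac{C|\Delta|}{T}.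
\]
So for $\kappa_*\ge0$ the increment is at least $\mu\kappa_*/(mS_0)-C\kappa_*/T-C|\Delta|$, and the first claim holds with $k_1=\mu/(2mS_0)$ and $T_2$ large; the case $\kappa_*\le0$ is symmetric. The same bounds show that $\log(J^+/J^-)$ has total variation at most $C(|\Delta|+|\kappa_*|)$. Since $\log(c^+/c^-)=\log(J^+/J^-)-\log(N^+/N^-)$, the last claim follows from (N2).
\end{proof}

In Example~\ref{ex:sector}, $\mu=1$, $m=2$, $\int\Phi^\pm\approx2$ and $N^\pm\approx\pi/2$, so \eqref{eq:drift} with $\vartheta^\pm=0$ gives the rate $4\kappa/\pi$ found there.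

\begin{lemma}\label{lem:crossclose}
There is a universal $C_2$ with the following property. Given $A_0,v,\varsigma$ as in Section~\ref{sec:path} and $\vartheta\in(0,1]$, there is $\varepsilon_1>0$, and for each $\varepsilon\in(0,\varepsilon_1]$ there are $L_1,\ell_1$, such that every $F\in\mathcal{F}$ having a crossing block with these data, $L\ge L_1$ and margin $\ell_1$ is $\vartheta$-close at every $\tau$ of the block, and $\log J^\pm$, $\log N^\pm$ have oscillation at most $C_2\varepsilon$ on the block.
\end{lemma}

\begin{proof}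
Let $\vartheta'=\vartheta/4$. We take $\varepsilon_1$ so small that $A_0\pm\varepsilon z_v\in\mathcal{D}\cap\mathcal{R}_{n,2}$ for $\varepsilon\le\varepsilon_1$.

\emph{Step 1: away from the critical line.} There are $\varepsilon',\ell'$ such that, if $\varepsilon\le\varepsilon'$ and the margin is $\ell'$, then for every $L\ge3$ and every $\tau$ of the block: $c^\pm(\tau)>0$; inequality \eqref{eq:close} holds with $\vartheta'$ at the points with $\angle_v\ge\pi/32$; and $|r^{-d}u^\pm-c^\pm|\Phi||\le c^\pm$ on all of $\Omega^\pm\cap\partial B_r$. Otherwise there are counterexamples with $\varepsilon_i\to0$, margins $\ell_i\to\infty$ and arbitrary $L_i$. By Lemma~\ref{lem:crossfacts}(a), $\Phi_i$ is within $C\varepsilon_i$ of $\varphi_{A_0}$ on the block and its margins, so Lemma~\ref{lem:window} applies with $p=A_0$, $R_i=\ell_i$ and $K=\{\angle_v\ge\pi/32\}$.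

\emph{Step 2: the amplitudes are almost constant.} By \eqref{eq:flux}, Step 1 and \eqref{eq:nondeg}, $|dJ^\pm/d\tau|\le Cc^\pm\max_\theta|\mathcal{E}|\le C'J^\pm\max_\theta|\mathcal{E}|$. By Lemma~\ref{lem:crossfacts}(a), $\log J^\pm$ oscillates by at most $C_2\varepsilon$ on the block, and so does $\log N^\pm$ by (N2). With $c_0^\pm=c^\pm(\tau_c)$ we get $|\log(c^\pm(\tau)/c_0^\pm)|\le2C_2\varepsilon$. We fix $\varepsilon_1\le\varepsilon'$ so small that this implies $|c^\pm(\tau)-c_0^\pm|\le\frac12\vartheta'\min(c^\pm(\tau),c_0^\pm)$.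

\emph{Step 3: the ends.} Fix $\varepsilon\le\varepsilon_1$. There are $L_1$ and $\ell_1\ge\ell'$ such that $F$ is $\vartheta'$-close whenever $L\le|t|\le2L$. Otherwise there are counterexamples with $L_i,\ell_i\to\infty$ and $L_i\le\pm t_i\le2L_i$ for one sign. On the window of radius $\min(L_i/2,\ell_i)$ about $t_i$ we have $\pm t\ge L_i/2$, so $\Phi_i$ is within $C\varepsilon e^{-L_i}$ of $\varphi_{A_0\pm\varepsilon\varsigma z_v}$ by \eqref{eq:decay}. Apply \eqref{eq:rel} with $K=S^{n-1}$.

\emph{Step 4: near the critical line.} Let $W=\Omega^\pm\cap\{|t|<L,\ \angle_v<\pi/16\}$, a bounded open set in which $u^\pm$ and $|F|=\pm F$ are harmonic by Lemma~\ref{lem:crossfacts}(b); both are continuous on $\overline W$. On $\partial W\cap\partial\Omega$ both vanish. The other points of $\partial W$ lie in $\Omega^\pm$ and have $\angle_v=\pi/16$ or $|t|=L$, so Steps 1--3 give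
\[
\big|u^\pm-c_0^\pm|F|\big|\le\big(\vartheta'c^\pm(\tau)+|c^\pm(\tau)-c_0^\pm|\big)|F|\le2\vartheta'c_0^\pm|F| .
\]
The maximum principle, applied to $u^\pm-(1+2\vartheta')c_0^\pm|F|$ and to $(1-2\vartheta')c_0^\pm|F|-u^\pm$, extends this inequality to $W$. By Step 2 once more, $|u^\pm-c^\pm(\tau)|F||\le(2\vartheta'c_0^\pm+\frac12\vartheta'c^\pm(\tau))|F|\le4\vartheta'c^\pm(\tau)|F|$ in $W$. The regions of Steps 1, 3 and 4 cover the block.
\end{proof}

\subsection{Choice of the parameters}\label{sec:param}

Let $\vartheta_j=2^{-j}$. \emph{Superblock $j$} consists of the block of move $j$ together with the block of the crossing that immediately precedes it, if there is one. We choose the parameters in three rounds.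

First, for each crossing choose $\varepsilon_j\in(0,2^{-j}]$ below the thresholds of Section~\ref{sec:path}, of Lemma~\ref{lem:crossfacts}(c) and of Lemma~\ref{lem:crossclose} with $\vartheta=\vartheta_j$, and such that $C\varepsilon_j\le\eta_0$ in Lemma~\ref{lem:crossfacts}(a). This determines all $\pi_j,\pi_j'$, and \eqref{eq:path} holds.

Second, let $C_3$ be the constant in (N2), let $K=(C_1+2C_2+4C_3)/k_1$, and put
\[
\bar\kappa_j=K(|\Delta_j|+\varepsilon_j)+2^{-j}\to0,\qquad\mathcal{Q}=\prod_{j\ge1}[-\bar\kappa_j,\bar\kappa_j].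
\]
Now all thresholds $T_1,\ell_1,L_1,T_2,L(A_0,\varepsilon)$ of all blocks, with $\bar\kappa=\bar\kappa_j$ and $\vartheta=\vartheta_j$ in superblock $j$, are determined, and none depends on the lengths of the blocks.

Third, choose the lengths $T_j\to\infty$ of the move blocks and the numbers $L$ of the crossing blocks above their own thresholds, and so large that the constant end parts, of lengths $T_j/3$ and $L-1$, are at least the margins required by the two neighboring blocks. We also take $T_j$ so large that, for $|\kappa_*|\le\bar\kappa_j$, in move block $j$ the function $\Phi$ is within $\eta_0$ in $C^3$ of $\varphi_{p(\tau)}$ on windows of radius $1$ about $\tau$, and $|\kappa(\tau)|<\min\{|\varphi_p|+|\nabla_S\varphi_p|\}$, the minimum being over $S^{n-1}$ and $p\in[\pi_j,\pi_j']$.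

For $\kappa=(\kappa_j)\in\mathcal{Q}$ define $\Phi=\Phi_\kappa$ by $\Phi=\varphi_{\pi_1}$ for $\tau\le0$ and by placing the blocks one after another on $[0,\infty)$, with $\kappa_*=\kappa_j$ in move block $j$. The positions of the blocks do not depend on $\kappa$. Near each junction $\Phi$ is constant in $\tau$, so $\Phi$ is smooth. We have $F_\kappa\in\mathcal{F}$. Indeed, a window of radius $1$ inside one block is handled by the choices above, with $p=p(\tau)$ or $p=A_0$; a window that contains a junction lies where $\Phi=\varphi_{\pi_j}$ or $\varphi_{\pi'_j}$, since the constant parts have length at least $2$. Critical zeros are excluded in move blocks by the bound on $\kappa(\tau)$, in crossing blocks by Lemma~\ref{lem:crossfacts}(c), and for $\tau\le0$ by $\pi_1\in\mathcal{R}_{n,d}$. By Lemmas~\ref{lem:moveclose} and \ref{lem:crossclose},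
\begin{equation}\label{eq:allclose}
\text{for all }\kappa\in\mathcal{Q},\ F_\kappa\text{ is }\vartheta_j\text{-close at every }\tau\text{ of superblock }j .
\end{equation}

\subsection{Cancelling the drift}

Let $I_j(\kappa)$ be the increment of $\log(c^+/c^-)$ over superblock $j$; it does not depend on the normalizations of $u^\pm$. The values of $\Phi$ at the two ends of the superblock differ by at most $|\Delta_j|+2\varepsilon_j$, so by (N2) the increment of $\log(N^+/N^-)$ is at most $2C_3(|\Delta_j|+2\varepsilon_j)$ in absolute value. By Lemmas~\ref{lem:drift} and \ref{lem:crossclose}, if $\kappa_j=\bar\kappa_j$ then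
\[
I_j(\kappa)\ge k_1\bar\kappa_j-C_1|\Delta_j|-2C_2\varepsilon_j-2C_3(|\Delta_j|+2\varepsilon_j)\ge k_12^{-j}>0,
\]
whatever the other coordinates of $\kappa$ are, and in the same way $I_j(\kappa)<0$ if $\kappa_j=-\bar\kappa_j$. The same lemmas show that
\begin{equation}\label{eq:osc}
\text{the oscillation of }\log(c^+/c^-)\text{ on superblock }j\text{ is at most }C_1(|\Delta_j|+\bar\kappa_j)+4C_2\varepsilon_j\to0 .
\end{equation}

One cannot solve $I_j=0$ for $\kappa_j$ one index at a time, because $I_j$ depends on all coordinates of $\kappa$ through the Green functions. But $I_j$ is continuous on $\mathcal{Q}$ for the product topology, which is compact and metrizable. Indeed, if $\kappa^{(i)}\to\kappa$, then each bounded $\tau$-interval meets finitely many blocks, so \eqref{eq:window} applies to $F_{\kappa^{(i)}}\to F_\kappa$, and Lemma~\ref{lem:conv} gives convergence of $c^\pm$ at the two ends of the superblock, where the limits are positive. Recall the Poincar\'e--Miranda theorem: if $I_1,\dots,I_l$ are continuous on a box $\prod_{j\le l}[-\bar\kappa_j,\bar\kappa_j]$,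 and each $I_j$ is positive on the face $\kappa_j=\bar\kappa_j$ and negative on the face $\kappa_j=-\bar\kappa_j$, then they have a common zero. So for each $l$ there is $\kappa^{(l)}\in\mathcal{Q}$ with $\kappa_j^{(l)}=0$ for $j>l$ and $I_1=\dots=I_l=0$ at $\kappa^{(l)}$. A limit point $\kappa$ of $(\kappa^{(l)})$ satisfies $I_j(\kappa)=0$ for all $j$. Fix this $\kappa$, and let $F=F_\kappa$ and $\Omega^\pm=\{\pm F>0\}$.

\subsection{Proof of Theorem~\ref{thm:pos}}

By Lemma~\ref{lem:adm}, $\Omega^\pm$ are complementary unbounded NTA domains with boundary $\{F=0\}$.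

\emph{The density $h$.} The set $\partial\Omega\setminus\{0\}$ is a smooth hypersurface, on which $|\nabla u^\pm|$ is continuous and positive by (F5). Green's formula gives $\int u^\pm\Delta\phi=\int_{\partial\Omega}\phi|\nabla u^\pm|\,d\sigma$ for $\phi\in C_c^\infty(\mathbb{R}^n\setminus\{0\})$, so $d\omega^\pm=|\nabla u^\pm|\,d\sigma$ on $\partial\Omega\setminus\{0\}$. The origin carries no mass: if $\phi\ge0$ is supported in $B_1$ and $\phi(0)=1$, then
\[
\omega^\pm(\{0\})\le\int\phi(x/\rho)\,d\omega^\pm=\int u^\pm\Delta[\phi(x/\rho)]\,dx\le C\rho^{n-2}\sup_{B_\rho}u^\pm\to0\qquad(\rho\to0).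
\]
Hence $\omega^+\ll\omega^-\ll\omega^+$, and $h=|\nabla u^-|/|\nabla u^+|$ is continuous and positive on $\partial\Omega\setminus\{0\}$.

Let $Z\in\partial\Omega$ with $\tau=\log(1/|Z|)$ in the interior of superblock $j$. Apply \eqref{eq:allclose} at the points $Z\pm s\nabla F(Z)/|\nabla F(Z)|\in\Omega^\pm$, divide by $s$ and let $s\downarrow0$. Since $c^\pm$ is continuous,
\[
\big||\nabla u^\pm(Z)|-c^\pm(\tau)|\nabla F(Z)|\big|\le\vartheta_j\,c^\pm(\tau)|\nabla F(Z)| .
\]
If $\tau$ is the junction of superblocks $j$ and $j+1$, the nearby points lie in one of the two and the same bound holds, as $\vartheta_{j+1}\le\vartheta_j$. Therefore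
\[
\Big|\log h(Z)-\log\frac{c^-(\tau)}{c^+(\tau)}\Big|\le\log\frac{1+\vartheta_j}{1-\vartheta_j}\to0\qquad(j\to\infty).
\]
Since $I_j=0$ for all $j$, the ratio $c^-/c^+$ takes one value $h_0\in(0,\infty)$ at all ends of superblocks, and by \eqref{eq:osc} it tends to $h_0$ as $\tau\to\infty$. So $h(Z)\to h_0$ as $Z\to0$. With $h(0)=h_0$, which changes $h$ on a null set, $\log h\in C(\partial\Omega)$.

\emph{Tangent sets.} On superblock $j$ we have $|\Phi-\varphi_{\pi_j}|\le C(|\Delta_j|+\varepsilon_j+\bar\kappa_j)=:\epsilon_j\to0$, and the superblock has length at least $T_j\to\infty$. Let $r_i\to0$ and let $\tau_i=\log(1/r_i)$ lie in superblock $j_i$, so $j_i\to\infty$. For fixed $R$ and large $i$ the window $[\tau_i-R,\tau_i+R]$ lies in superblocks $j_i-1,j_i,j_i+1$. Comparing at the junctions, on it $|\Phi-\varphi_{\pi_{j_i}}|\le2(\epsilon_{j_i-1}+\epsilon_{j_i}+\epsilon_{j_i+1})\to0$. By \eqref{eq:window} and Lemma~\ref{lem:aw}(b):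
\begin{equation}\label{eq:tan}
\text{if }\pi_{j_i}\to p\in\mathcal{C},\text{ then }r_i^{-d}F(r_i\,\cdot)\to p\text{ locally uniformly and }\partial\Omega/r_i\to\Sigma_p .
\end{equation}
If $T\in\operatorname{Tan}(\partial\Omega,0)$ arises from scales $r_i$, then by \eqref{eq:path} and compactness of $\mathcal{C}$ a subsequence of $\pi_{j_i}$ converges to some $p\in\mathcal{C}$, and $T=\Sigma_p$ by \eqref{eq:tan} and uniqueness of limits. Conversely, given $p\in\mathcal{C}$, take $j_i\to\infty$ with $\pi_{j_i}\to p$ from \eqref{eq:path} and any $\tau_i$ in superblock $j_i$; then \eqref{eq:tan} gives $\Sigma_p\in\operatorname{Tan}(\partial\Omega,0)$. Hence $\operatorname{Tan}(\partial\Omega,0)=\{\Sigma_p:p\in\mathcal{C}\}$.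

The inclusion $\mathcal{R}_{n,d}\subset\mathcal{H}_{n,d}$ is Lemma~\ref{lem:reg}, and $\mathcal{H}_{3,d}=\mathcal{R}_{3,d}$ is Proposition~\ref{prop:three}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{BET}
Matthew Badger, Max Engelstein, Tatiana Toro,
\emph{Slowly vanishing mean oscillations: non-uniqueness of blow-ups in a two-phase free boundary problem},
arXiv:2210.17531 (2022).

\bibitem{JK}
Jerison and Kenig, Adv. Math. 46 (1982).

\bibitem{KT}
Kenig and Toro, Ann. of Math. 150 (1999).

\end{thebibliography}
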